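\title{Counterexamples to the $\mathfrak{M}_H(G)$-conjecture for signed Selmer groups}

\begin{abstract}
Let $E$ be an elliptic curve with supersingular reduction at some primes above an odd prime $p$, let $F_\infty/F$ be a $\mathbb{Z}_p^d$-extension containing the cyclotomic $\mathbb{Z}_p$-extension $F^{\mathrm{cyc}}$, and let $H=\operatorname{Gal}(F_\infty/F^{\mathrm{cyc}})$. The $\mathfrak{M}_H(G)$-conjecture for signed Selmer groups asserts that every dual signed Selmer group of $E$ over $F_\infty$ becomes finitely generated over $\mathbb{Z}_p[[H]]$ after division by its $p$-power torsion. We show that this is false. For $p=3$ and the $\mathbb{Z}_3^2$-extension of $K=\mathbb{Q}(\sqrt{-2})$ it fails for infinitely many curves $E/K$ and at least one of the sign vectors $(+,+)$, $(-,-)$, while it holds for the same curves and the mixed sign vectors; and it fails in examples for every $d\ge2$. The curves are chosen so that $E[3]$ is the restriction of a representation of $G_{\mathbb{Q}}$ on which complex conjugation acts as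 $-1$.
\end{abstract}

\section{The conjecture and the results}\label{sec:intro}

\subsection{Signed Selmer groups}\label{sec:setting}

Let $p$ be an odd prime, $F'$ a number field, and $E/F'$ an elliptic curve with semistable reduction at every prime above $p$. Let $\Sigma_{\mathrm{ss}}(F')$ be the set of primes of $F'$ above $p$ at which $E$ has good supersingular reduction, and assume that it is not empty. For a profinite group $\mathcal{G}$ let $\mathbb{Z}_p[[\mathcal{G}]]$ be its Iwasawa algebra. The setting consists of the following data and hypotheses.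
\begin{itemize}
\item[(H1)] For every $v\in\Sigma_{\mathrm{ss}}(F')$ we have $F'_v=\mathbb{Q}_p$ and $a_v:=1+p-\#\tilde E_v(\mathbb{F}_p)=0$.
\item[(H2)] $F/F'$ is a finite extension in which every $v\in\Sigma_{\mathrm{ss}}(F')$ is unramified; $\Sigma_{\mathrm{ss}}$ is the set of primes of $F$ above $\Sigma_{\mathrm{ss}}(F')$.
\item[(H3)] $d\ge2$, and $F_\infty/F$ is a $\mathbb{Z}_p^d$-extension containing the cyclotomic $\mathbb{Z}_p$-extension $F^{\mathrm{cyc}}$. For every prime $w$ of $F_\infty$ above some $u\in\Sigma_{\mathrm{ss}}$, the extension $F_{\infty,w}/F_u^{\mathrm{cyc}}$ is unramified, where $F_u^{\mathrm{cyc}}$ is the cyclotomic $\mathbb{Z}_p$-extension of $F_u$.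
\end{itemize}
Put $G=\operatorname{Gal}(F_\infty/F)\cong\mathbb{Z}_p^d$, $H=\operatorname{Gal}(F_\infty/F^{\mathrm{cyc}})\cong\mathbb{Z}_p^{d-1}$ and $\Gamma=\operatorname{Gal}(F^{\mathrm{cyc}}/F)$.

Let $u\in\Sigma_{\mathrm{ss}}$, let $k_n$ be the subextension of degree $p^n$ of $F_u^{\mathrm{cyc}}/F_u$, and let $\hat E$ be the formal group of $E$; for a local field $L$ we write $\hat E(L)$ for $\hat E(\mathfrak{m}_L)$. For a finite unramified extension $M/F_u$ define
\[
E^+(k_nM)=\bigl\{P\in\hat E(k_nM):\ \operatorname{Tr}_{k_nM/k_{m+1}M}P\in\hat E(k_mM)\ \text{for all even } m,\ 0\le m<n\bigr\},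
\]
and define $E^-(k_nM)$ in the same way with odd $m$. For example $E^+(k_1M)=\hat E(M)$ and $E^-(k_1M)=E^-(k_2M)=\hat E(k_1M)$, while $E^+(k_2M)$ consists of the points of $\hat E(k_2M)$ whose trace to $k_1M$ lies in $\hat E(M)$. So new points enter $E^+$ only at even levels and $E^-$ only at odd levels. For $w\mid u$ let $E^\pm(F_{\infty,w})$ be the union of the $E^\pm(k_nM)$ over all $n$ and $M$ with $k_nM\subseteq F_{\infty,w}$.

Fix a finite set $\Sigma$ of primes of $F$ containing the primes above $p$, the primes of bad reduction of $E$ and the archimedean primes. Let $G_\Sigma(F_\infty)$ be the Galois group of the maximal extension of $F_\infty$ unramified outside $\Sigma$. For a sign vector $\vec s=(s_u)\in\{+,-\}^{\Sigma_{\mathrm{ss}}}$ and a prime $w$ of $F_\infty$ above $\Sigma$ put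
\[
J_w^{\vec s}=\begin{cases}
H^1(F_{\infty,w},E[p^\infty])\big/\bigl(E^{s_u}(F_{\infty,w})\otimes\mathbb{Q}_p/\mathbb{Z}_p\bigr) & \text{if } w\mid u\in\Sigma_{\mathrm{ss}},\\[2pt]
H^1(F_{\infty,w},E[p^\infty])\big/\bigl(E(F_{\infty,w})\otimes\mathbb{Q}_p/\mathbb{Z}_p\bigr) & \text{otherwise,}
\end{cases}
\]
where the subgroups are Kummer images, taken as direct limits over finite subextensions. The \emph{signed Selmer group} $\operatorname{Sel}^{\vec s}(E/F_\infty)$ is the group of classes in $H^1(G_\Sigma(F_\infty),E[p^\infty])$ whose image in $J_w^{\vec s}$ vanishes for every $w$ above $\Sigma$. Its Pontryagin dual $X^{\vec s}(E/F_\infty)$ is a finitely generated $\mathbb{Z}_p[[G]]$-module. For a module $X$ let $X[p^\infty]$ be its $p$-power torsion submodule. Lei and Lim \cite{LL} state the following as an open conjecture.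

\medskip
\noindent\textbf{$\mathfrak{M}_H(G)$-conjecture.} \emph{For every $\vec s$, the module $X^{\vec s}(E/F_\infty)/X^{\vec s}(E/F_\infty)[p^\infty]$ is finitely generated over $\mathbb{Z}_p[[H]]$.}

\subsection{Results}

Let $p=3$ and $K=\mathbb{Q}(\sqrt{-2})$. The prime $3$ splits as $v_1v_2$ with $v_1=(1+\sqrt{-2})$ and $v_2=(1-\sqrt{-2})$. Let $K_\infty$ be the $\mathbb{Z}_3^2$-extension of $K$, and put $G=\operatorname{Gal}(K_\infty/K)$, $H=\operatorname{Gal}(K_\infty/K^{\mathrm{cyc}})$, $\Gamma=G/H$. Let $c$ be complex conjugation.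

\begin{theorem}\label{thm:A}
There is an explicit irreducible representation $\rho\colon G_{\mathbb{Q}}\to\operatorname{GL}_2(\mathbb{F}_3)$, with underlying space $V$, unramified outside $\{2,3,\infty\}$ and with $\rho(c)=-1$, such that the following hold.
\begin{enumerate}
\item There are infinitely many elliptic curves $E/K$, with infinitely many $j$-invariants, that satisfy $E[3]\cong V|_{G_K}$ and have good supersingular reduction with $a_{v_i}=0$ at $v_1$ and $v_2$.
\item There is a sign $s\in\{+,-\}$, depending only on $\rho$, such that for all these $E$ and $\vec s=(s,s)$ the module $X^{\vec s}(E/K_\infty)/X^{\vec s}(E/K_\infty)[3^\infty]$ is not finitely generated over $\mathbb{Z}_3[[H]]$.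
\end{enumerate}
\end{theorem}

Hypotheses (H1)--(H3) hold for these curves with $F=F'=K$ and $F_\infty=K_\infty$ (Section~\ref{sec:tower}), so the conjecture is false.

\begin{theorem}\label{thm:B}
\begin{enumerate}
\item For the curves $E$ of Theorem~\ref{thm:A} and the mixed sign vectors $\vec s=(+,-)$ and $(-,+)$, the module $X^{\vec s}(E/K_\infty)$ is finitely generated over $\mathbb{Z}_3[[H]]$.
\item For every $d\ge2$ there are a field $F\supseteq K$ and a $\mathbb{Z}_3^d$-extension $F_\infty/F$, satisfying all hypotheses of Section~\ref{sec:setting}, for which the conjecture fails.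
\end{enumerate}
\end{theorem}

We do not determine whether both of $(+,+)$ and $(-,-)$ fail in Theorem~\ref{thm:A}; Example~\ref{ex:lines} shows why the method does not decide this.

Section~\ref{sec:idea} translates the conjecture into a condition at one prime ideal of $\mathbb{Z}_p[[G]]$ and isolates the linear algebra behind both theorems: four lines in a free module of rank two. The rest of the paper realizes this configuration. Section~\ref{sec:local} computes the position of the two lines at one supersingular prime. Sections~\ref{sec:rho} and~\ref{sec:L} construct $\rho$ and compute its cohomology, Section~\ref{sec:curves} constructs the curves, Section~\ref{sec:global} compares the lines at $v_1$ and $v_2$, and Sections~\ref{sec:selmer} and~\ref{sec:higher} pass to Selmer groups.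

\section{The mechanism}\label{sec:idea}

\subsection{What the conjecture measures}

Let $G\cong\mathbb{Z}_p^d$ with $d\ge1$, let $H$ be a closed subgroup with $\Gamma=G/H\cong\mathbb{Z}_p$, and let $\Lambda=\mathbb{Z}_p[[G]]$, a power series ring in $d$ variables over $\mathbb{Z}_p$. Let $I_H$ be the augmentation ideal of $\mathbb{Z}_p[[H]]$, and let
\[
\mathfrak{q}=\ker\bigl(\Lambda\to\mathbb{F}_p[[\Gamma]]\bigr)=(p,I_H)\Lambda .
\]
It is a prime ideal, since $\mathbb{F}_p[[\Gamma]]\cong\mathbb{F}_p[[t]]$.

\begin{lemma}\label{lem:criterion}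
Let $X$ be a finitely generated $\Lambda$-module.
\begin{enumerate}
\item $X$ is finitely generated over $\mathbb{Z}_p[[H]]$ if and only if $X_{\mathfrak{q}}=0$.
\item $X/X[p^\infty]$ is finitely generated over $\mathbb{Z}_p[[H]]$ if and only if $p^nX_{\mathfrak{q}}=0$ for some $n$.
\end{enumerate}
\end{lemma}

\begin{proof}
(1) The ring $\mathbb{Z}_p[[H]]$ is local with maximal ideal $(p,I_H)$ and finite residue field. By Nakayama's lemma for compact modules, $X$ is finitely generated over it if and only if $X/\mathfrak{q}X$ is finite. A finitely generated $\mathbb{F}_p[[t]]$-module is finite if and only if it is torsion, that is, if and only if $(X/\mathfrak{q}X)_{\mathfrak{q}}=0$; by Nakayama's lemma over $\Lambda_{\mathfrak{q}}$ this means $X_{\mathfrak{q}}=0$.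

(2) As $\Lambda$ is noetherian, $X[p^\infty]=X[p^n]$ for all large $n$, and then $X/X[p^\infty]\cong p^nX$. Apply (1).
\end{proof}

For $d=1$ the ring $\Lambda_{\mathfrak{q}}$ is a discrete valuation ring with uniformizer $p$, and the condition in (2) says only that $X$ is a torsion module. For $d\ge2$ it says more. Since $X/\mathfrak{q}X=X_H/p$ for the coinvariants $X_H=X/I_HX$, the module $X$ is finitely generated over $\mathbb{Z}_p[[H]]$ exactly when $X_H$ is finitely generated over $\mathbb{Z}_p$. A summand such as $\Lambda/p$ of $X$ destroys this property by contributing $\mathbb{F}_p[[\Gamma]]$ to $X_H$, and dividing by $X[p^\infty]$ removes it. The conjecture is the natural guess that for dual Selmer groups this is the only way in which $X_{\mathfrak{q}}$ can be nonzero.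

From now on let $d=2$ and write $G=\langle\gamma_1\rangle\times\langle\gamma_2\rangle$ (topological generators) with $H=\langle\gamma_1\gamma_2^{-1}\rangle$. Put $T_i=\gamma_i-1$ and
\[
\Lambda=\mathbb{Z}_p[[T_1,T_2]],\qquad\Omega=\Lambda/p=\mathbb{F}_p[[T_1,T_2]],\qquad\delta=T_1-T_2=\gamma_2(\gamma_1\gamma_2^{-1}-1).
\]
Then $\mathfrak{q}=(p,\delta)$. The ring $R=\Lambda_{\mathfrak{q}}$ is a regular local ring of dimension $2$, and $R/p=\Omega_{\mathfrak{q}}$, the localization of $\Omega$ at $(\delta)$, is a discrete valuation ring with uniformizer $\delta$ and residue field $\operatorname{Frac}\mathbb{F}_p[[\Gamma]]$. The module $X=\Lambda/(\delta-p)$ shows the other way in which $X_{\mathfrak{q}}$ can be nonzero: it is torsion, it has no $p$-torsion, and $X_H=\mathbb{F}_p[[\Gamma]]$. The next lemma recognizes modules of this kind from data modulo $p$.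

\begin{lemma}\label{lem:square}
Let $X$ be a finitely generated $\Lambda$-module such that $X_{\mathfrak{q}}$ is the cokernel of a square matrix over $R$. Let $D$ be its determinant and $\bar D\in\Omega_{\mathfrak{q}}$ the reduction of $D$ modulo $p$.
\begin{enumerate}
\item If $\bar D$ is a unit, then $X$ is finitely generated over $\mathbb{Z}_p[[H]]$.
\item If $\bar D$ is neither zero nor a unit, then $X/X[p^\infty]$ is not finitely generated over $\mathbb{Z}_p[[H]]$.
\end{enumerate}
\end{lemma}

\begin{proof}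
(1) Here $D$ is a unit of $R$, so $X_{\mathfrak{q}}=0$. (2) Here $D$ is a nonzero nonunit. Let $\mathfrak{p}$ be a prime of $R$ minimal over $D$; it has height one by Krull's principal ideal theorem. If $p\in\mathfrak{p}$, then $\mathfrak{p}$ equals the height one prime $pR$, and $\bar D=0$. So $p$ is a unit in $R_{\mathfrak{p}}$. The matrix is not invertible over $R_{\mathfrak{p}}$, so its cokernel $(X_{\mathfrak{q}})_{\mathfrak{p}}$ is nonzero, and no power of $p$ kills it. Apply Lemma~\ref{lem:criterion}(2).
\end{proof}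

If $\bar D=0$, both outcomes occur: for $X=\Lambda/(pT_1)$ we have $pX_{\mathfrak{q}}\cong(\Lambda/T_1)_{\mathfrak{q}}=0$, whereas $X=\Lambda/(p(\delta-p))$ has the quotient $\Lambda/(\delta-p)$. So a counterexample needs two opposite facts about one determinant modulo $p$: it vanishes modulo $\delta$, and it does not vanish.

\subsection{Four lines}

Let $\mathcal{A}$ be a free $\Omega$-module of rank $2$. A \emph{line} in $\mathcal{A}$ is a free direct summand of rank one. For lines $l,l'$ let $[l,l']\in\Omega$, defined up to units, be the determinant of $\mathcal{A}\to\mathcal{A}/l\oplus\mathcal{A}/l'$. Choose a basis $e_1,e_2$ with $l=\Omega e_1$ and write $l'=\Omega x'$, $x'=ae_1+be_2$. The maps $y\mapsto\det(e_1,y)$ and $y\mapsto\det(x',y)$ identify $\mathcal{A}/l$ and $\mathcal{A}/l'$ with $\Omega$, and they send $e_1$ to $(0,-b)$ and $e_2$ to $(1,a)$. Hence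
\begin{equation}\label{eq:bracket}
[l,l']=b=\det(e_1,x'),\qquad\mathcal{A}/(l+l')\cong\Omega/[l,l'],\qquad [l,l']=0\iff l=l';
\end{equation}
for the last point, if $b=0$ then $a$ is a unit because $l'$ is a direct summand.

\begin{lemma}\label{lem:fourlines}
Let $l_1^+,l_1^-,l_2^+,l_2^-$ be lines in $\mathcal{A}$ such that
\begin{itemize}
\item[(L1)] $\mathcal{A}/(l_i^++l_i^-)\cong\Omega/T_i$ for $i=1,2$;
\item[(L2)] $l_1^s$ and $l_2^s$ have the same image in $\mathcal{A}/\delta\mathcal{A}$, for $s=+$ and for $s=-$.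
\end{itemize}
Put $d_{st}=[l_1^s,l_2^t]$. Then: \emph{(i)} $d_{++},d_{--}\in\delta\Omega$; \emph{(ii)} $d_{+-},d_{-+}\notin\delta\Omega$; \emph{(iii)} $d_{++}$ and $d_{--}$ are not both zero.
\end{lemma}

\begin{proof}
Let $x_i^s$ generate $l_i^s$. By (L2), $x_2^s\equiv u_sx_1^s\bmod\delta\mathcal{A}$ with units $u_s$. Hence $d_{ss}\equiv u_s\det(x_1^s,x_1^s)=0\bmod\delta$, which is (i). Comparing annihilators in (L1) and \eqref{eq:bracket}, $[l_1^+,l_1^-]$ is a unit times $T_1$. So $d_{+-}$ and $d_{-+}$ are congruent modulo $\delta$ to a unit times $T_1$, and $T_1\notin\delta\Omega$; this is (ii). If $d_{++}=d_{--}=0$, then $l_1^+=l_2^+$ and $l_1^-=l_2^-$, so $\Omega/T_1\cong\Omega/T_2$ by (L1). These modules have different annihilators. This proves (iii).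
\end{proof}

\begin{example}\label{ex:lines}
In $\mathcal{A}=\Omega^2$ let $l_1^+,l_1^-,l_2^+,l_2^-$ be generated by $(1,0)$, $(1,T_1)$, $(1,0)$, $(1,T_2)$. Conditions (L1) and (L2) hold, and
\[
d_{++}=0,\qquad d_{--}=T_2-T_1=-\delta,\qquad d_{+-}=T_2,\qquad d_{-+}=-T_1 .
\]
Modulo $\delta$ the two pairs of lines coincide. Over $\Omega$ they cannot, because the first pair collides along $T_1=0$ and the second along $T_2=0$. One of $d_{++},d_{--}$ may vanish, as here, and exchanging the signs shows that (L1) and (L2) do not tell which.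
\end{example}

\subsection{How the configuration arises}

In Theorem~\ref{thm:A}, $\gamma_i$ generates the inertia group of $v_i$ in $G$, and $\mathcal{A}$ is the Iwasawa cohomology group $\varprojlim_nH^1(G_{S_0}(K_n),E[3])$ along $K_\infty$, with $S_0=\{2,3,\infty\}$. We arrange that $\mathcal{A}$ maps isomorphically onto the local Iwasawa cohomology at $v_1$ and at $v_2$. The signed conditions at $v_i$ cut out two lines $l_i^\pm$, and Poitou--Tate duality presents $X^{\vec s}_{\mathfrak{q}}$ by a $2\times2$ matrix with determinant $d_{\vec s}$ modulo $3$. Condition (L1) is local: the two signed groups intersect in the points over the unramified tower, which are the points fixed by inertia.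

Condition (L2) is global. Suppose that $E[3]$ extends to a representation $V$ of $G_{\mathbb{Q}}$. Then $c$ acts on $\mathcal{A}$ and carries $l_1^s$ to $l_2^s$. On $\mathcal{A}/\delta\mathcal{A}$, the Iwasawa cohomology along $K^{\mathrm{cyc}}$, the eigenspaces of $c$ are the Iwasawa cohomology groups along $\mathbb{Q}^{\mathrm{cyc}}$ of $V$ and of its twist $V'$ by the character of $K/\mathbb{Q}$. Tate's Euler characteristic formula over $\mathbb{Q}$ gives $h^1-h^0-h^2=2-\dim V^c$ for $V$, and likewise for $V'$. If $E$ is defined over $\mathbb{Q}$ and $V=E[3]$, then $c$ has eigenvalues $1,-1$ on $V$ and on $V'$, both numbers equal $1$, and nothing forces (L2). If instead $\rho(c)=-1$, the numbers are $2$ for $V$ and $0$ for $V'$, the cohomology of $V'$ can vanish entirely, and then $c$ acts trivially on $\mathcal{A}/\delta\mathcal{A}$, which gives (L2). Such a $V$ is possible because the condition $\det V=$ cyclotomic character is needed only on $G_K$, which does not contain $c$.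

\section{Conventions on Galois and Iwasawa cohomology}\label{sec:conv}

The Pontryagin dual $D^\vee$ of a module $D$ carries the action $(gf)(x)=f(g^{-1}x)$. The other convention changes modules by the involution $\iota\colon g\mapsto g^{-1}$ of the Iwasawa algebra, which preserves finite generation over $\mathbb{Z}_p[[H]]$. For a finite $p$-primary Galois module $A$ put $A^*(1)=\operatorname{Hom}(A,\mu_{p^\infty})$; if $A$ is an $\mathbb{F}_p$-vector space, $h^j$ denotes the dimension of $H^j(\cdot,A)$. We use the following standard facts, with $p$ odd.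

\emph{Local duality.} For $L/\mathbb{Q}_\ell$ finite, $H^j(L,A)$ is finite, zero for $j>2$, and dual to $H^{2-j}(L,A^*(1))$. If $pA=0$, then $h^0-h^1+h^2$ is $-[L:\mathbb{Q}_p]\dim A$ for $\ell=p$ and $0$ for $\ell\ne p$.

\emph{Global duality.} Let $L$ be a number field, $S$ a finite set of places containing those above $p$ and $\infty$, and $A$ a module for $G_S(L)$, the Galois group of the maximal extension of $L$ unramified outside $S$. The group $G_S(L)$ has $p$-cohomological dimension at most $2$. Let $\ker^j_S(L,A)$ be the kernel of $H^j(G_S(L),A)\to\bigoplus_{v\in S}H^j(L_v,A)$; archimedean places contribute nothing for $j\ge1$. By Poitou--Tate duality, $\ker^2_S(L,A)$ is dual to $\ker^1_S(L,A^*(1))$, and the sequence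
\[
H^1(G_S(L),A)\to\bigoplus_{v\in S}H^1(L_v,A)\to H^1(G_S(L),A^*(1))^\vee\to H^2(G_S(L),A)
\]
is exact, the middle map being dual to localization. For $L=\mathbb{Q}$ and $pA=0$ one has $h^0-h^1+h^2=\dim A^c-\dim A$.

\emph{Iwasawa cohomology.} Let $L_\infty=\bigcup L_n$ be an extension of $L$ with group $\mathcal{G}\cong\mathbb{Z}_p^e$, unramified outside $S$. Let $\mathbb{Z}_p[[\mathcal{G}]]^\sharp$ be the Iwasawa algebra on which $\sigma\in G_S(L)$ acts by multiplication with the inverse of its image in $\mathcal{G}$. For a finitely generated $\mathbb{Z}_p$-module $A$ with continuous action, Shapiro's lemma gives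
\[
H^j(G_S(L),A\otimes\mathbb{Z}_p[[\mathcal{G}]]^\sharp)=\varprojlim_nH^j(G_S(L_n),A),\qquad
H^j(L_v,A\otimes\mathbb{Z}_p[[\mathcal{G}]]^\sharp)=\varprojlim_n\bigoplus_{v'\mid v}H^j(L_{n,v'},A),
\]
with limits along corestriction and $\mathcal{G}$ acting by conjugation. Tate pairings satisfy $\langle gx,gy\rangle=\langle x,y\rangle$, so they identify local Iwasawa cohomology linearly with the duals of the corresponding direct limits. The complexes $R\Gamma(G_S(L),\cdot)$ and $R\Gamma(L_v,\cdot)$ of these modules are perfect, over $\mathbb{Z}_p[[\mathcal{G}]]$ if $A$ is free over $\mathbb{Z}_p$ and over $\mathbb{F}_p[[\mathcal{G}]]$ if $pA=0$, and they commute with derived base change to quotients such as $\mathbb{F}_p[[\mathcal{G}']]$ for a quotient $\mathcal{G}'$ of $\mathcal{G}$ \cite[Prop.~1.6.5]{FK}.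

\emph{Minimal complexes.} A perfect complex over a noetherian local ring is quasi-isomorphic to a bounded complex of finite free modules whose differentials vanish modulo the maximal ideal (split off the acyclic summands given by unit matrix entries). Its ranks are the dimensions of the cohomology of the derived reduction to the residue field. In particular, if that reduction is concentrated in degree $1$, the complex is a free module in degree $1$, and if the reduction is acyclic, so is the complex.

\section{The two lines at a supersingular prime}\label{sec:local}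

In this section $p$ is any odd prime and $E/\mathbb{Q}_p$ has good reduction with $a_p=0$. Let $k_n$ be the layers of the cyclotomic $\mathbb{Z}_p$-extension $k_\infty$ of $\mathbb{Q}_p$, let $M_r$ be the unramified extension of degree $p^r$, and put $M_\infty=\bigcup M_r$ and $\mathcal{K}_\infty=k_\infty M_\infty$. Put $G=\operatorname{Gal}(\mathcal{K}_\infty/\mathbb{Q}_p)\cong\mathbb{Z}_p^2$, with inertia group $I=\operatorname{Gal}(\mathcal{K}_\infty/M_\infty)=\langle\gamma\rangle$ and $U=G/I$, and let $T=\gamma-1$, $\Lambda=\mathbb{Z}_p[[G]]$, $\Omega=\Lambda/p$. At finite level put $\Gamma_n=\operatorname{Gal}(k_n/\mathbb{Q}_p)$, $U_r=\operatorname{Gal}(M_r/\mathbb{Q}_p)$, $G_{n,r}=\Gamma_n\times U_r$, and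
\[
\hat E(n,r)=\hat E(k_nM_r),\qquad E^\pm(n,r)=E^\pm(k_nM_r).
\]
The goal is Corollary~\ref{cor:lines}. The groups $E^\pm(n,r)$ are defined by conditions; to compute them we need generators, and we construct these through their logarithms.

\subsection{The formal group and its torsion}\label{sec:formal}

Let
\[
\ell(Z)=\sum_{k\ge0}(-1)^k\frac{Z^{p^{2k}}}{p^k},\qquad\text{so that}\qquad p\,\ell(Z)+\ell(Z^{p^2})=pZ .
\]
In Honda's classification of formal groups over $\mathbb{Z}_p$, this identity says that $\ell$ has type $p+\mathcal{F}^2$, which is the type of $\hat E$ because $a_p=0$. Hence $\ell$ is the logarithm of a formal group over $\mathbb{Z}_p$, and this group is isomorphic to $\hat E$ over $\mathbb{Z}_p$ (\cite{Honda}; \cite[\S8.2]{Kob}). We identify the two and write $[+]$ for the group law. In particular, \emph{any two curves $E$ as above have isomorphic formal groups over $\mathbb{Z}_p$}.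

Let $\mathbb{Q}_{p^2}$ be the unramified quadratic extension of $\mathbb{Q}_p$, let $\varpi^{p^2-1}=-p$, and let $\theta(\sigma)=\sigma(\varpi)/\varpi\bmod\varpi$. This is a surjective character from the inertia group $I_p\subset G_{\mathbb{Q}_p}$ to $\mathbb{F}_{p^2}^\times$, the fundamental character of level $2$. If $\phi\in G_{\mathbb{Q}_p}$ lifts the arithmetic Frobenius, then $\theta(\phi\sigma\phi^{-1})=\theta(\sigma)^p$.

\begin{lemma}\label{lem:torsion}
\begin{enumerate}
\item $E[p]=\hat E[p]$, and $E[p]\otimes\mathbb{F}_{p^2}$ is induced from a character $\chi$ of $G_{\mathbb{Q}_{p^2}}$ with $\chi|_{I_p}=\theta$. The $G_{\mathbb{Q}_p}$-module $E[p]$ is absolutely irreducible, with endomorphism ring $\mathbb{F}_p$.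
\item If $L/\mathbb{Q}_p$ is abelian, then $E(L)[p]=0$.
\item If $L\subseteq L'$ are finite abelian extensions of $\mathbb{Q}_p$, then $\hat E(L')$ and $\hat E(L')/\hat E(L)$ are torsion-free, $\ell$ is injective on $\hat E(L')$, and $\hat E(L)/p^m=E(L)/p^m$.
\end{enumerate}
\end{lemma}

\begin{proof}
(1) The reduction is supersingular, so $[p](Z)=pZ+\cdots$ has coefficients in $p\mathbb{Z}_p$ below degree $p^2$ and a unit coefficient in degree $p^2$. By the Newton polygon it has $p^2-1$ nonzero roots in the maximal ideal, all with the valuation of $\varpi$. So $E[p]=\hat E[p]$, and $z\mapsto z/\varpi$ modulo the maximal ideal is an injective additive map $\hat E[p]\to\bar{\mathbb{F}}_p$ that turns the action of $\sigma\in I_p$ into multiplication by $\theta(\sigma)$. Thus $I_p$ acts on $E[p]\otimes\mathbb{F}_{p^2}$ through the distinct characters $\theta$ and $\theta^p$. The two eigenlines are interchanged by $\phi$ and stable under $G_{\mathbb{Q}_{p^2}}$, which gives the induced form. A stable line over $\bar{\mathbb{F}}_p$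 would be one of the eigenlines, so there is none; Schur's lemma gives the endomorphism ring.

(2) $E(L)[p]$ is a $G_{\mathbb{Q}_p}$-submodule of $E[p]$. If it were everything, an abelian group would act absolutely irreducibly in dimension $2$.

(3) The torsion of $\hat E(L')$ is $p$-primary, hence zero by (2), and it is the kernel of $\ell$. If $aP\in\hat E(L)$ with $a\ne0$, then $a(\sigma P-P)=0$ for $\sigma\in\operatorname{Gal}(L'/L)$, so $P\in\hat E(L)$. Finally $E(L)/\hat E(L)$ is the group of points of a supersingular curve over a finite field, of order prime to $p$.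
\end{proof}

\subsection{Points with trace relations}

Fix $r$ and write $M=M_r$, with ring of integers $\mathcal{O}$ and Frobenius $\varphi$. Fix primitive roots of unity with $\zeta_{p^{n+1}}^p=\zeta_{p^n}$, let $L_n=M(\mu_{p^n})$, and let $\varphi$ act on $L_n$ trivially on $\mu_{p^n}$. Traces of logarithms are easy to compute; the difficulty is to know that a given element of $L_n$ is a logarithm. The next lemma decides this for power series, which we then evaluate at $\zeta_{p^n}-1$. For $g\in M[[Z]]$ put $\varphi_*g=g^\varphi((1+Z)^p-1)$ and $\mathcal{D}(g)=g+p^{-1}\varphi_*^2g$. We use repeatedly that $a\equiv b\bmod p^j$ with $j\ge1$ implies $a^p\equiv b^p\bmod p^{j+1}$.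

\begin{lemma}\label{lem:honda}
Let $g\in ZM[[Z]]$. Then $g=\ell(y)$ for some $y\in Z\mathcal{O}[[Z]]$ if and only if $\mathcal{D}(g)\in Z\mathcal{O}[[Z]]$.
\end{lemma}

\begin{proof}
Let $y\in Z\mathcal{O}[[Z]]$ and $z=\varphi_*^2y$. Then $z\equiv y^{p^2}\bmod p$, so $z^{p^{2k}}\equiv(y^{p^2})^{p^{2k}}\bmod p^{2k+1}$ and $\ell(z)-\ell(y^{p^2})\in p\mathcal{O}[[Z]]$. Since $\varphi_*^2\ell(y)=\ell(z)$ and $\ell(y^{p^2})=py-p\ell(y)$, we get $\mathcal{D}(\ell(y))\in y+\mathcal{O}[[Z]]$, and the constant term is zero.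

For the converse, note that $\mathcal{D}(tZ^j+\cdots)=(t+p^{2j-1}\varphi^2t)Z^j+\cdots$ for $j\ge1$, and that $t\mapsto t+p^{2j-1}\varphi^2t$ is bijective on $\mathcal{O}$ and on $M$. So $\mathcal{D}$ is injective on $ZM[[Z]]$. Replacing $y$ by $y[+]tZ^j$ does not change $y$ modulo $Z^j$ and adds $\mathcal{D}(\ell(tZ^j))$ to $\mathcal{D}(\ell(y))$. By successive approximation every $h\in Z\mathcal{O}[[Z]]$ equals $\mathcal{D}(\ell(y))$ for some $y$. Take $h=\mathcal{D}(g)$ and use injectivity.
\end{proof}

For $\xi\in\mathcal{O}$ we solve $\mathcal{D}(g)=\xi Z$ by the geometric series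
\[
g_\xi=\sum_{k\ge0}(-1)^k\varphi^{2k}(\xi)\frac{(1+Z)^{p^{2k}}-1}{p^k};
\]
indeed $p^{-1}\varphi_*^2g_\xi=-(g_\xi-\xi Z)$. The series converges uniformly on closed discs of radius less than $1$: in the supremum norm $\|(1+h)^p-1\|\le\max(\|h\|^p,\|h\|/p)$, so $\|(1+Z)^{p^j}-1\|\le Cp^{-j}$ and the $k$-th term has norm at most $Cp^{-k}$. By Lemma~\ref{lem:honda}, $g_\xi=\ell(y_\xi)$ with $y_\xi\in Z\mathcal{O}[[Z]]$, and we may evaluate this identity at $\zeta_{p^n}-1$.

The trace of $\zeta_{p^n}-1$ to $L_{n-1}$ is $-p$, not $0$, so the points $y_\xi(\zeta_{p^n}-1)$ need a correction from $\hat E(M)$. The group ring $\mathbb{Z}_p[U_r]$ is local because $U_r$ is a $p$-group, so an element is a unit if its augmentation is. Hence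
\[
\eta=\eta(\xi)=p(p+\varphi^2)^{-1}\xi
\]
defines a $\mathbb{Z}_p[U_r]$-isomorphism $\mathcal{O}\to p\mathcal{O}$. Also $\ell\colon\hat E(M)\to p\mathcal{O}$ is bijective, since $\ell(pz)/p=z+p\,h(z)$ for a series $h$ over $\mathbb{Z}_p$ with coefficients tending to $0$. For $n\ge1$ let $P_n(\xi)\in\hat E(L_n)$ be the sum of $y_{\varphi^{-n}\xi}(\zeta_{p^n}-1)$ and the point of $\hat E(M)$ with logarithm $\varphi^{-n}\eta$, and let $P_0(\xi)\in\hat E(M)$ have logarithm $\eta$. For all $n\ge0$,
\begin{equation}\label{eq:logP}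
\ell(P_n(\xi))=\sum_{0\le2k<n}(-1)^k\varphi^{2k-n}(\xi)\frac{\zeta_{p^{n-2k}}-1}{p^k}+\varphi^{-n}\eta .
\end{equation}
For $M=\mathbb{Q}_p$ and $\xi=1$ the first logarithms are $\frac{p}{p+1}$, $\zeta_p-1+\frac{p}{p+1}$, $\zeta_{p^2}-1+\frac{p}{p+1}$ and $\zeta_{p^3}-1-\frac{\zeta_p-1}{p}+\frac{p}{p+1}$. As $\ell$ is injective, \eqref{eq:logP} shows that $P_n$ is $\mathbb{Z}_p[U_r]$-linear in $\xi$.

\begin{lemma}\label{lem:trace}
$\operatorname{Tr}_{L_n/L_{n-1}}P_n=-P_{n-2}$ for $n\ge2$, and $\operatorname{Tr}_{L_1/M}P_1=-(\varphi+\varphi^{-1})P_0$.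
\end{lemma}

\begin{proof}
We compute logarithms. Let $n\ge2$. The term $k=0$ of \eqref{eq:logP} has trace $-p\varphi^{-n}\xi$; all other terms lie in $L_{n-1}$ and are multiplied by $p$. With $k=k'+1$, the terms with $k\ge1$ give $-(\ell(P_{n-2})-\varphi^{2-n}\eta)$. The total is
\[
-\ell(P_{n-2})+\varphi^{-n}\bigl(-p\xi+\varphi^2\eta+p\eta\bigr)=-\ell(P_{n-2}).
\]
For $n=1$ the trace is $-p\varphi^{-1}\xi+(p-1)\varphi^{-1}\eta=\varphi^{-1}\bigl(-(p+\varphi^2)+(p-1)\bigr)\eta=-(\varphi+\varphi^{-1})\eta$.
\end{proof}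

Let $\Delta=\operatorname{Gal}(\mathbb{Q}_p(\mu_p)/\mathbb{Q}_p)$, of order $p-1$, so that $L_{n+1}^\Delta=k_nM$. Since $M/\mathbb{Q}_p$ is unramified, $\mathcal{O}$ is free of rank one over $\mathbb{Z}_p[U_r]$; let $\xi_r$ be a generator. Put
\[
x_n=\operatorname{Tr}_\Delta P_{n+1}(\xi_r)\in\hat E(n,r)\quad(n\ge0),\qquad x_{-1}=(p-1)P_0(\xi_r)\in\hat E(M),
\]
and write $\langle x\rangle$ for the Galois submodule over $\mathbb{Z}_p$ generated by a point $x$. Abbreviate $\operatorname{Tr}_{k_nM/k_mM}$ to $\operatorname{Tr}_{n/m}$.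

\begin{lemma}\label{lem:generation}
\begin{enumerate}
\item $\operatorname{Tr}_{n/n-1}x_n=-x_{n-2}$ for $n\ge1$, and $\langle x_0\rangle=\langle x_{-1}\rangle=\hat E(M)\cong\mathbb{Z}_p[U_r]$.
\item $\hat E(n,r)=\langle x_n\rangle+\langle x_{n-1}\rangle$ for $n\ge0$.
\end{enumerate}
\end{lemma}

\begin{proof}
(1) Apply $\operatorname{Tr}_\Delta$ to Lemma~\ref{lem:trace}. The point $P_0(\xi_r)$ generates $\hat E(M)\cong p\mathcal{O}$, we have $x_0=-(\varphi+\varphi^{-1})P_0(\xi_r)$, and $\varphi+\varphi^{-1}$ (augmentation $2$) and $p-1$ are units of $\mathbb{Z}_p[U_r]$.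

(2) Let $\mathcal{O}_n=\mathcal{O}[\zeta_{p^n}]$ be the ring of integers of $L_n$, $n\ge1$. We first bound the logarithm. Let $x=\sum a_i\zeta_{p^n}^i\in\mathfrak{m}_{L_n}$ with $a_i\in\mathcal{O}$. Then $x^p\equiv y:=\sum\varphi(a_i)\zeta_{p^n}^{pi}\bmod p$ with $y\in\mathfrak{m}_{L_{n-1}}$, so $x^{p^{2k}}\equiv y^{p^{2k-1}}\bmod p^{2k}$ for $k\ge1$. The series $\sum_{k\ge1}(-1)^ky^{p^{2k-1}}/p^k$ converges in $L_{n-1}$, and $\ell(x)\in\mathcal{O}_n+L_{n-1}$. As $\ell$ is injective and Galois equivariant, it induces an injection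
\[
\hat E(L_n)/\hat E(L_{n-1})\to(\mathcal{O}_n+L_{n-1})/L_{n-1}=\mathcal{O}_n/\mathcal{O}_{n-1}.
\]
By \eqref{eq:logP} it sends $P_n(\xi)$ to $\varphi^{-n}(\xi)\zeta_{p^n}$, and the conjugates $\mathcal{O}\zeta_{p^n}^a$, $p\nmid a$, span $\mathcal{O}_n/\mathcal{O}_{n-1}$. Hence $\hat E(L_n)=\langle P_n(\xi_r)\rangle+\hat E(L_{n-1})$. Since $p\nmid\#\Delta$, the trace $\operatorname{Tr}_\Delta$ maps $\hat E(L_{n+1})$ onto $\hat E(n,r)$, so $\hat E(n,r)=\langle x_n\rangle+\hat E(n-1,r)$ for $n\ge1$. Now induct, using $x_{n-2}\in\langle x_n\rangle$.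
\end{proof}

The proof of (1) uses that $p$ is odd and that $[M:\mathbb{Q}_p]$ is a power of $p$: for an unramified extension of degree $4$, the element $\varphi+\varphi^{-1}$ would be killed by $\varphi^2-1$.

\subsection{The structure of $E^\pm$}

Let $\Phi_{p^j}$ be the $p^j$-th cyclotomic polynomial, and put
\[
\omega_n^+=T\prod_{2\le j\le n,\ j\text{ even}}\Phi_{p^j}(1+T),\qquad
\omega_n^-=T\prod_{1\le j\le n,\ j\text{ odd}}\Phi_{p^j}(1+T).
\]
Then $\omega_n^+\omega_n^-=T((1+T)^{p^n}-1)$ has degree $p^n+1$.

\begin{proposition}\label{prop:Epm}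
Let $n\le n'$ and $r\le r'$.
\begin{enumerate}
\item $E^\pm(n,r)\subseteq E^\pm(n',r')$, and $\hat E(n',r')/E^\pm(n,r)$ is torsion-free.
\item $E^+(n,r)+E^-(n,r)=\hat E(n,r)$ and $E^+(n,r)\cap E^-(n,r)=\hat E(M_r)$.
\item $E^\pm(n,r)\cong\mathbb{Z}_p[U_r][T]/(\omega_n^\pm)$ as $\mathbb{Z}_p[G_{n,r}]$-modules.
\end{enumerate}
\end{proposition}

\begin{proof}
(1) Let $P\in\hat E(n,r)$. For $m<n$ we have $\operatorname{Tr}_{n'/m+1}P=p^{n'-n}\operatorname{Tr}_{n/m+1}P$, and for $n\le m<n'$ the trace is a multiple of $P\in\hat E(m,r')$. This gives the inclusion. By Lemma~\ref{lem:torsion}(3), $\hat E(n',r')/\hat E(n,r)$ is torsion-free, and so is $\hat E(n,r)/E^\pm(n,r)$, which the traces embed in a product of groups $\hat E(m+1,r)/\hat E(m,r)$. The same computation shows $E^\pm(n',r')\cap\hat E(n,r)=E^\pm(n,r)$: if $p^a\operatorname{Tr}_{n/m+1}P\in\hat E(m,r')$, then $\operatorname{Tr}_{n/m+1}P\in\hat E(m,r')\cap\hat E(m+1,r)=\hat E(m,r)$.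

(2) Write $E^\pm=E^\pm(n,r)$. Both groups contain $\hat E(M_r)=E^\pm(0,r)$. If $n\ge1$ and $P\in E^+\cap E^-$, the condition for $m=n-1$, which occurs in one of the two groups, says $P\in\hat E(n-1,r)$, so $P\in E^+(n-1,r)\cap E^-(n-1,r)$; induction gives the intersection. Let $n^+$ and $n^-$ be the largest even and the largest odd integer $\le n$. For $j\ge 2$ and $0\le m<j$ with $m\equiv j\bmod2$, alternating the rules $\operatorname{Tr}_{j/j-1}x_j=-x_{j-2}$ and $\operatorname{Tr}_{j-1/j-2}x_{j-2}=px_{j-2}$ gives $\operatorname{Tr}_{j/m+1}x_j=\pm p^ax_m\in\hat E(m,r)$. Hence $\langle x_{n^\pm}\rangle\subseteq E^\pm$, and Lemma~\ref{lem:generation}(2) gives the sum.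

(3) First, $E^\pm=\langle x_{n^\pm}\rangle$. By Lemma~\ref{lem:generation}(1), $\langle x_{n^+}\rangle\ni x_0$ and $\langle x_{n^-}\rangle\ni x_{-1}$, so both modules contain $\hat E(M_r)$. If $P\in E^+$, write $P=a+b$ with $a\in\langle x_{n^+}\rangle$ and $b\in\langle x_{n^-}\rangle$; then $b=P-a\in E^+\cap E^-=\hat E(M_r)\subseteq\langle x_{n^+}\rangle$. Exchange the signs for $E^-$.

Let $\chi$ be a character of $\Gamma_n$ of order $p^j$ with $j$ odd. On $\chi$-components $\operatorname{Tr}_{n/j}$ is multiplication by $p^{n-j}$, and $\hat E(j-1,r)$ has no $\chi$-component; so the condition for $m=j-1$ kills the $\chi$-component of $E^+\otimes\mathbb{Q}$. Hence $\omega_n^+$ kills $E^+$; with $j\ge2$ even, the same argument shows that $\omega_n^-$ kills $E^-$. Thus $E^\pm$ is a quotient of $\mathbb{Z}_p[U_r][T]/(\omega_n^\pm)$, which is free over $\mathbb{Z}_p$ of rank $p^r\deg\omega_n^\pm$. By (2) the ranks of $E^+$ and $E^-$ add up to $p^{n+r}+p^r=p^r(\deg\omega_n^++\deg\omega_n^-)$. So both quotient maps have kernel of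 rank zero, hence zero.
\end{proof}

By Proposition~\ref{prop:Epm}(1), the maps $E^\pm(n,r)\otimes\mathbb{Q}_p/\mathbb{Z}_p\to\hat E(n',r')\otimes\mathbb{Q}_p/\mathbb{Z}_p$ are injective. The Kummer maps on $\hat E(n,r)\otimes\mathbb{Q}_p/\mathbb{Z}_p$ are injective by Lemma~\ref{lem:torsion}(3), and restriction to $\mathcal{K}_\infty$ is injective because $E(\mathcal{K}_\infty)[p]=0$. So
\[
W^\pm=E^\pm(\mathcal{K}_\infty)\otimes\mathbb{Q}_p/\mathbb{Z}_p\subseteq H^1(\mathcal{K}_\infty,E[p^\infty])
\]
is the increasing union of the groups $E^\pm(n,r)\otimes\mathbb{Q}_p/\mathbb{Z}_p$.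

\begin{proposition}\label{prop:W}
\begin{enumerate}
\item $(W^\pm)^\vee$ is a free $\Lambda$-module of rank one.
\item $W^+\cap W^-=(W^+)^I=(W^-)^I=\hat E(M_\infty)\otimes\mathbb{Q}_p/\mathbb{Z}_p$.
\end{enumerate}
\end{proposition}

\begin{proof}
(1) The group $W^\pm[p]$ is the union of the $E^\pm(n,r)/p\cong\mathbb{F}_p[Y,T]/(Y^{p^r},T^{\deg\omega_n^\pm})$, where $Y=\varphi-1$. The $G$-invariants of this ring are spanned by the monomial of top degree, so $W^\pm[p]^G$ has order $p$, and $(W^\pm)^\vee$ is cyclic by Nakayama's lemma. Suppose $\lambda\in\Lambda$ kills it. Then $\iota(\lambda)$ kills $E^\pm(n,r)\otimes\mathbb{Q}_p/\mathbb{Z}_p$, hence the free $\mathbb{Z}_p$-module $E^\pm(n,r)$, for all $n,r$. So the image of $\iota(\lambda)$ in $\mathbb{Z}_p[U_r][[T]]$ is divisible by $\omega_n^\pm$ for all $n$. Its coefficients with respect to the basis $U_r$ are elements of $\mathbb{Z}_p[[T]]$ with infinitely many zeros in the open unit disc, so they vanish by the Weierstrass preparation theorem. As $\Lambda=\varprojlim_r\mathbb{Z}_p[U_r][[T]]$,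 we get $\lambda=0$.

(2) The sequence $0\to\hat E(M_r)\to E^+(n,r)\oplus E^-(n,r)\to\hat E(n,r)\to0$ of free $\mathbb{Z}_p$-modules stays exact after tensoring with $\mathbb{Q}_p/\mathbb{Z}_p$. In the limit, $W^+\cap W^-=\hat E(M_\infty)\otimes\mathbb{Q}_p/\mathbb{Z}_p$, and this group lies in $(W^\pm)^I$. Dually we have surjections
\[
\mathbb{Z}_p[[U]]\cong\bigl((W^\pm)^I\bigr)^\vee\to\bigl(\hat E(M_\infty)\otimes\mathbb{Q}_p/\mathbb{Z}_p\bigr)^\vee\to\operatorname{Hom}(\hat E(M_r),\mathbb{Z}_p)\cong\mathbb{Z}_p[U_r],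
\]
where the first isomorphism comes from (1). The kernel of the first surjection is an ideal that kills $\mathbb{Z}_p[U_r]$ for all $r$, so it is zero.
\end{proof}

\subsection{The lines $l^\pm$}

Let $\mathcal{V}=H^1(\mathbb{Q}_p,E[p]\otimes\Omega^\sharp)$. By local duality and the Weil pairing it is dual to $H^1(\mathcal{K}_\infty,E[p])$, which equals $H^1(\mathcal{K}_\infty,E[p^\infty])[p]$ because $E(\mathcal{K}_\infty)[p^\infty]=0$. We have $H^0(\mathbb{Q}_p,E[p])=0$, hence $H^2(\mathbb{Q}_p,E[p])=0$ and $h^1=2$; so $\mathcal{V}$ is free of rank $2$ over $\Omega$. Let $l^\pm\subseteq\mathcal{V}$ be the annihilator of $W^\pm[p]$.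

\begin{corollary}\label{cor:lines}
\begin{enumerate}
\item $l^+$ and $l^-$ are lines in $\mathcal{V}$, with $\mathcal{V}/l^\pm=(W^\pm[p])^\vee$, and $\mathcal{V}/(l^++l^-)\cong\Omega/T$.
\item Let $E'/\mathbb{Q}_p$ be a second curve with good reduction and $a_p=0$. Every isomorphism $\alpha\colon E[p]\to E'[p]$ of $G_{\mathbb{Q}_p}$-modules carries the lines $l^\pm$ of $E$ to the lines $l^\pm$ of $E'$.
\end{enumerate}
\end{corollary}

\begin{proof}
(1) By Proposition~\ref{prop:W}(1), $\mathcal{V}/l^\pm=(W^\pm[p])^\vee=(W^\pm)^\vee/p\cong\Omega$. So $l^\pm$ is a direct summand, projective of rank one over a local ring, hence free. The submodule $l^++l^-$ is the annihilator of $W^+[p]\cap W^-[p]$, which is $W^+[p]^I$ by Proposition~\ref{prop:W}(2). Its dual is $(W^+[p])^\vee/T\cong\Omega/T$.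

(2) Let $f\colon\hat E\to\hat E'$ be an isomorphism over $\mathbb{Z}_p$. It commutes with traces, so it carries $E^\pm(n,r)$ to $E'^\pm(n,r)$. It commutes with the Kummer maps, which can be computed inside the formal groups since $[p]$ is surjective on the points of $\hat E$ over $\bar{\mathbb{Q}}_p$ and $E[p]=\hat E[p]$. By Lemma~\ref{lem:torsion}(1), $\alpha$ is a multiple of $f|_{E[p]}$ by a scalar in $\mathbb{F}_p^\times$, so it carries $W^\pm[p]$ to the corresponding group for $E'$. The pullback under $\alpha$ of the Weil pairing of $E'$ is a nonzero alternating pairing with values in $\mu_p$, hence a scalar multiple of the Weil pairing of $E$; so $\alpha$ respects annihilators.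
\end{proof}

Thus every $G_{\mathbb{Q}_p}$-module $V_0$ isomorphic to $E[p]$ has well-defined lines $l^\pm\subseteq H^1(\mathbb{Q}_p,V_0\otimes\Omega^\sharp)$, independent of the curve and of the isomorphism, and preserved by isomorphisms $V_0\to V_0'$.

\section{The representation $\rho$}\label{sec:rho}

We need $\rho$ with $\rho(c)=-1$, with determinant equal to the cyclotomic character on $G_K$, and with the supersingular shape of Lemma~\ref{lem:torsion}(1) at $3$. That shape is induced from $\mathbb{Q}_9$, so we induce from a quadratic field in which $3$ is inert; the condition $\rho(c)=-1$ asks for a real field and a totally odd character. The image will have order $16$, prime to $3$, which reduces the cohomology of $\rho$ to a class group.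

\subsection{The character $\psi$}

Let $K_0=\mathbb{Q}(\sqrt2)$, $\mathfrak{o}=\mathbb{Z}[\sqrt2]$, $\varepsilon=1+\sqrt2$, and $\operatorname{Gal}(K_0/\mathbb{Q})=\langle\sigma\rangle$. The class number is $1$, the units are $\pm\varepsilon^{\mathbb{Z}}$, and $N\varepsilon=-1$. So units of all signatures exist, every ideal has a totally positive generator, and the totally positive units form $\langle\varepsilon^2\rangle$. The prime $3$ is inert. Put $\mathbb{F}_9=\mathfrak{o}/3$, $i=\sqrt2\bmod3$ (so $i^2=-1$) and $g=\varepsilon\bmod3=1+i$. Then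
\[
g^2=-i,\quad g^3=1-i,\quad g^4=-1,\quad g^5=-1-i,\quad g^6=i,\quad g^7=-1+i .
\]
Modulo $8$ the powers $\varepsilon^k$, $k=0,\dots,7$, are
\[
1,\quad1+\sqrt2,\quad3+2\sqrt2,\quad7+5\sqrt2,\quad1+4\sqrt2,\quad1+5\sqrt2,\quad3+6\sqrt2,\quad7+\sqrt2,
\]
and $\varepsilon^8\equiv1$. Only the first lies in $(\mathbb{Z}/8)^\times=\langle-1\rangle\times\langle5\rangle$, and $(\mathfrak{o}/8)^\times$ has order $32$, so $(\mathfrak{o}/8)^\times=\langle-1\rangle\times\langle\varepsilon\rangle\times\langle5\rangle$ is of type $(2,8,2)$.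

Let $\zeta$ be a primitive eighth root of unity. We fix a complex embedding of $\mathbb{Z}[\zeta]$, and we embed $\mathbb{Z}[\zeta]$ in the ring of integers $\mathbb{Z}_3[\zeta]$ of $\mathbb{Q}_9$, with maximal ideal $\mathfrak{P}$ and residue field $\mathbb{F}_9$, by sending $\zeta$ to the Teichm\"uller lift of $g$. Define characters $\psi_3$ of $\mathbb{F}_9^\times$ and $\psi_2$ of $(\mathfrak{o}/8)^\times$ by
\[
\psi_3(g)=\zeta,\qquad\psi_2(-1)=-1,\quad\psi_2(5)=1,\quad\psi_2(\varepsilon)=\zeta^3 ,
\]
so that $\psi_3(x)\equiv x\bmod\mathfrak{P}$. Let $\psi_f=\psi_3\psi_2$ on $(\mathfrak{o}/24)^\times$. Then $\psi_f(-1)=1$ and $\psi_f(\varepsilon)=\zeta^4=-1$, so $\psi_f$ agrees with $\operatorname{sgn}N$ on units, and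
\[
\psi((\alpha))=\operatorname{sgn}(N\alpha)\,\psi_f(\alpha)
\]
is a well-defined character of ideals prime to $6$. It is totally odd, of order $8$, and ramified exactly at $(3)$, $(\sqrt2)$ and the real places. We view $\psi$ as a character of $G_{K_0}$, prime ideals corresponding to arithmetic Frobenius elements, and normalize local reciprocity maps $\operatorname{rec}$ in the same way. For $\mathfrak{l}=(3)$ or $(\sqrt2)$ and a local unit $u$ at $\mathfrak{l}$,
\begin{equation}\label{eq:localpsi}
\psi(\operatorname{rec}_{\mathfrak{l}}(u))=\psi_3(u)^{-1},\quad\text{respectively}\quad\psi_2(u)^{-1}: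
\end{equation}
for $\mathfrak{l}=(3)$ divide the idele $u$ by a totally positive $\alpha$ with $\alpha\equiv u\bmod3$ and $\alpha\equiv1\bmod8$, which gives the value $\psi((\alpha))^{-1}$; for $(\sqrt2)$ exchange the roles of $3$ and $8$.

Moreover $\psi(\sigma\mathfrak{a})=\psi(\mathfrak{a})^3$. Indeed, $\sigma$ is cubing on $\mathbb{F}_9$; we have $\psi_2(\sigma\varepsilon)=\psi_2(-\varepsilon^{-1})=-\zeta^{-3}=\zeta^9=\psi_2(\varepsilon)^3$; and $\sigma$ fixes $-1$, $5$ and $\operatorname{sgn}N$, where the values are $\pm1$.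

\subsection{Definition and properties of $\rho$}

Let $N/K_0$ be the cyclic extension of degree $8$ cut out by $\psi$. It is a CM field because $\psi$ is totally odd, and it is Galois over $\mathbb{Q}$ because $\sigma$ preserves $\ker\psi$. The reduction $\bar\psi=\psi\bmod\mathfrak{P}$ identifies $\operatorname{Gal}(N/K_0)$ with $\mathbb{F}_9^\times$, and $\sigma$ acts on it by cubing. The extension $\operatorname{Gal}(N/\mathbb{Q})$ of $\langle\sigma\rangle$ by $\mathbb{F}_9^\times$ splits, since $H^2(\langle\sigma\rangle,\mathbb{F}_9^\times)=\{x:x^3=x\}/\{x^4\}=0$. So $\bar\psi$ extends to an isomorphism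
\[
\rho\colon\operatorname{Gal}(N/\mathbb{Q})\to\{x\mapsto ax,\ x\mapsto ax^3:\ a\in\mathbb{F}_9^\times\}\subset\operatorname{GL}_{\mathbb{F}_3}(\mathbb{F}_9).
\]
Let $V=\mathbb{F}_9$ with this action. As a $G_{K_0}$-module it is $\mathbb{F}_9(\bar\psi)$, and $V\otimes\mathbb{F}_9=\operatorname{Ind}_{K_0}^{\mathbb{Q}}\bar\psi$: the eigenlines of $\bar\psi$ and $\bar\psi^3$ are interchanged by the elements outside $G_{K_0}$. Let $\chi_m$ be the quadratic character of the field of discriminant $m$, with values in $\{\pm1\}=\mathbb{F}_3^\times$. Then $\chi_{-8}$ belongs to $K$, and $\chi_{-3}$ is the cyclotomic character modulo $3$. Put $V'=V\otimes\chi_{-8}$.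

\begin{proposition}\label{prop:rho}
\begin{enumerate}
\item $c$ acts as $-1$ on $V$ and as $+1$ on $V'$.
\item $\det\rho=\chi_{-3}\chi_{-8}$. Hence $V^*(1)\cong V'$, $V'^*(1)\cong V$, and $\det\rho|_{G_K}=\chi_{-3}$.
\item As $G_{\mathbb{Q}_3}$-modules, $V\cong V'\cong A[3]$ for every elliptic curve $A/\mathbb{Q}_3$ with good reduction and $a_3=0$. In particular $V$ and $V'$ are irreducible.
\item $H^j(\mathbb{Q}_2,V)=H^j(\mathbb{Q}_2,V')=0$ for all $j$.
\end{enumerate}
\end{proposition}

\begin{proof}
(1) We have $c\in G_{K_0}$, $\psi(c)=-1$ and $\chi_{-8}(c)=-1$.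

(2) On $G_{K_0}$ the determinant is $\bar\psi^4$, the norm from $\mathbb{F}_9$ to $\mathbb{F}_3$ of $\bar\psi$. For totally positive $\alpha$ we have $\psi_3(\alpha)^4=\chi_{-3}(N\alpha)$, because $x^4$ is the norm of $x\in\mathbb{F}_9^\times$, and $\psi_2(\alpha)^4=\chi_{-4}(N\alpha)$, because both characters of $(\mathfrak{o}/8)^\times$ send $-1,5,\varepsilon$ to $1,1,-1$. So $\det\rho$ agrees with $\chi_{12}=\chi_{-3}\chi_{-4}$ on $G_{K_0}$, and it equals $\chi_{12}$ or $\chi_{12}\chi_8=\chi_{24}$. To decide, use the prime $5$, which is inert in $K_0$. A Frobenius element at $5$ acts as $x\mapsto ax^3$, with determinant $-a^4$. Its square $x\mapsto a^4x$ is the Frobenius of the prime $(5)$ of $K_0$, so $a^4=\bar\psi((5))=\psi_3(-1)\psi_2(5)=-1$, and the determinant is $1$. Since $3$ is not a square modulo $5$ and $6$ is, $\chi_{12}(5)=-1$ and $\chi_{24}(5)=1$. So $\det\rho=\chi_{24}=\chi_{-3}\chi_{-8}$. For a two-dimensional representation $V^*\cong V\otimes\det^{-1}$, whence $V^*(1)\cong V\otimes\chi_{-8}$.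

(3) Since $-2\equiv1\bmod3$ is a square in $\mathbb{Q}_3$, the character $\chi_{-8}$ is trivial on $G_{\mathbb{Q}_3}$; so $V\cong V'$ and $\det V=\chi_{-3}$ there. The completion of $K_0$ at $3$ is $\mathbb{Q}_9$, and $V\otimes\mathbb{F}_9$ is induced from $\bar\psi|_{G_{\mathbb{Q}_9}}$. By \eqref{eq:localpsi}, $\bar\psi(\operatorname{rec}(u))=\bar u^{-1}$ for units $u$ of $\mathbb{Q}_9$. On the other hand $\varpi$ is a torsion point of the Lubin--Tate group over $\mathbb{Q}_9$ attached to $3Z+Z^9$, on which $\operatorname{rec}(u)$ acts by $[u^{-1}](Z)=u^{-1}Z+\cdots$; so $\theta(\operatorname{rec}(u))=\bar u^{-1}$ as well. Thus $\bar\psi$ and the character $\chi$ of Lemma~\ref{lem:torsion}(1) for $A$ agree on inertia. For a Frobenius lift $\phi\in G_{\mathbb{Q}_3}$ the determinants of the induced representations at $\phi$ are $-\bar\psi(\phi^2)$ and $-\chi(\phi^2)$, and both equal $\chi_{-3}(\phi)$. As $\phi^2$ and inertia generate $G_{\mathbb{Q}_9}$, we get $\chi=\bar\psi$ and $A[3]\otimes\mathbb{F}_9\cong V\otimes\mathbb{F}_9$.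 Then $\operatorname{Hom}_{G_{\mathbb{Q}_3}}(A[3],V)\ne0$, and a nonzero map from the irreducible module $A[3]$ to $V$ is an isomorphism. Curves $A$ exist, for instance $y^2=x^3-x$, which has four points over $\mathbb{F}_3$.

(4) The element $\operatorname{rec}_{(\sqrt2)}(-1)$ acts on $V$ by $\psi_2(-1)^{-1}=-1$. It acts on $V'$ by $-1$ too, since $\chi_{-8}|_{G_{K_0}}$ corresponds to $\chi_{-8}\circ N$ and $N(-1)=1$. So $H^0=0$ for both modules, $H^2=0$ by duality and (2), and $H^1=0$ by the Euler characteristic formula.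
\end{proof}

The comparison on inertia in (3) cannot be replaced by the determinant condition: $V\otimes\chi_{-3}$ has the same determinant as $V$, but inertia acts on it through $\theta^5,\theta^7$ instead of $\theta,\theta^3$.

\section{An $L$-value and the cohomology of $V$}\label{sec:L}

The Euler characteristic formula allows $H^\ast(G_{S_0}(\mathbb{Q}),V')=0$ but does not imply it. The obstruction is the $\bar\psi$-part of the class group of $N$, which we bound by an $L$-value.

\subsection{The value $L(0,\psi)$}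

\begin{proposition}\label{prop:L}
$L(0,\psi)=4(1+\zeta+\zeta^3)$.
\end{proposition}

\begin{proof}
\emph{Shintani's formula.} We have $L(s,\psi)=\sum\psi_f(\alpha)N\alpha^{-s}$, summed over totally positive $\alpha\in\mathfrak{o}$ modulo $\langle\varepsilon^2\rangle$, with $\psi_f$ extended by $0$ to $\mathfrak{o}/24$. Multiplication by $\varepsilon^2$ multiplies $\alpha/\sigma\alpha$ by $\varepsilon^4$, and the cone $\{x+y\varepsilon^2:x>0,\ y\ge0\}$ is the region $1\le\alpha/\sigma\alpha<\varepsilon^4$; so each class has one representative in the cone. For $\alpha=a+b\sqrt2$ we have $y=b/2$ and $x=a-3b/2$. Shintani's formula \cite{Shi} states that for linearly independent totally positive $\nu_1,\nu_2\in K_0$ and rational $t_1\in(0,1]$, $t_2\in[0,1)$, the continuation of $\sum_{m,n\ge0}N((t_1+m)\nu_1+(t_2+n)\nu_2)^{-s}$ has the value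
\[
B_1(t_1)B_1(t_2)+\tfrac14\operatorname{Tr}(\nu_1/\nu_2)B_2(t_1)+\tfrac14\operatorname{Tr}(\nu_2/\nu_1)B_2(t_2)
\]
at $s=0$, where $B_1(t)=t-\frac12$ and $B_2(t)=\frac16-t(1-t)$. Take $\nu_1=24$ and $\nu_2=24\varepsilon^2$, which are periods of $\psi_f$. Since $\operatorname{Tr}(\varepsilon^{\pm2})=6$,
\begin{equation}\label{eq:shintani}
L(0,\psi)=\sum\psi_f(\alpha)\Bigl[B_1\bigl(\tfrac{x}{24}\bigr)B_1\bigl(\tfrac{b}{48}\bigr)+\tfrac32B_2\bigl(\tfrac{x}{24}\bigr)+\tfrac32B_2\bigl(\tfrac{b}{48}\bigr)\Bigr],
\end{equation}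
summed over integers $0\le b<48$ and $0<x\le24$ with $a=x+3b/2\in\mathbb{Z}$.

\emph{Values of $\psi_f$.} We have $\psi_f(-\alpha)=\psi_f(\alpha)$. The value vanishes unless $a$ is odd and $3\nmid\alpha$; otherwise it is $\zeta^{e_3+e_2}$. Here $g^{e_3}=a+bi$, and $e_2\equiv3k$ or $3k+4\bmod8$ according as $\alpha\equiv5^j\varepsilon^k$ or $-5^j\varepsilon^k\bmod8$. The lists of powers of $g$ and $\varepsilon$ give the following tables (rows $a$, columns $b$).
\[
\begin{array}{c|ccc}
e_3 & b\equiv0 & 1 & 2\ (3)\\\hline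
a\equiv0 & - & 6 & 2\\
a\equiv1 & 0 & 1 & 3\\
a\equiv2 & 4 & 7 & 5
\end{array}
\qquad
\begin{array}{c|cccccccc}
e_2 & b\equiv0 & 1 & 2 & 3 & 4 & 5 & 6 & 7\ (8)\\\hline
a\equiv1 & 0 & 3 & 6 & 5 & 4 & 7 & 2 & 1\\
a\equiv3 & 4 & 1 & 6 & 7 & 0 & 5 & 2 & 3\\
a\equiv5 & 0 & 7 & 6 & 1 & 4 & 3 & 2 & 5\\
a\equiv7 & 4 & 5 & 6 & 3 & 0 & 1 & 2 & 7
\end{array}
\]
Comparing rows $a$ and $a+4$ of the second table gives $\psi_f(\alpha+12)=(-1)^b\psi_f(\alpha)$. Put $\kappa=1+\zeta+\zeta^3$.

\emph{The $B_2$-terms.} Let $S(b)=\sum_{a\bmod24}\psi_f(a+b\sqrt2)$. By the Chinese remainder theorem it is the product of two column sums. The sums of $\zeta^{e_3}$ are $0$, $\zeta-\zeta^2-\zeta^3$, $-\zeta+\zeta^2+\zeta^3$ for $b\equiv0,1,2\bmod3$; the sums of $\zeta^{e_2}$ are $-4\zeta^2$, $4\zeta^2$ for $b\equiv2,6\bmod8$ and $0$ otherwise. So $S(2)=S(22)=4\kappa$, $S(10)=S(14)=-4\kappa$, and $S(b)=0$ for the other $b\bmod24$. For fixed $b$, the integer $a$ runs through $24$ consecutive values, so the last terms of \eqref{eq:shintani} contribute $\frac32\sum_{b=0}^{47}S(b)B_2(b/48)$.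 The constant $\frac16$ drops out, and the symmetry $b\leftrightarrow48-b$ gives
\[
\sum_{b=0}^{47}S(b)B_2\bigl(\tfrac{b}{48}\bigr)=4\kappa\cdot2\cdot\frac{-2\cdot46-22\cdot26+10\cdot38+14\cdot34}{48^2}=4\kappa\cdot2\cdot\frac{192}{2304}=\frac{4\kappa}{6}.
\]
For the terms $B_2(x/24)$ use $\psi_f(\varepsilon^{-2}\alpha)=\psi_f(\alpha)$ and $\varepsilon^{-2}\alpha=(3x+y)-2x\sqrt2$. Put $\beta=2x\in\{1,\dots,48\}$. For fixed $x$, the condition $x+3y\in\mathbb{Z}$ with $y\in\frac12\mathbb{Z}\cap[0,24)$ means $y\in x+\mathbb{Z}$, so $3x+y$ runs through $24$ consecutive integers. These terms therefore contribute $\frac32\sum_{\beta=1}^{48}S(-\beta)B_2(\beta/48)$, the same value, since $S(-b)=S(b)$ and $S(0)=0$. Together the $B_2$-terms contribute $\frac32\cdot2\cdot\frac{4\kappa}{6}=2\kappa$.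

\emph{The $B_1B_1$-terms: symmetries.} Consider first $x=24$. The map $b\mapsto48-b$ takes $\alpha$ to $-\alpha\bmod24$ and changes the sign of $B_1(b/48)$, so these terms cancel in pairs, except for $b=24$, where $B_1(\frac12)=0$, and $b=0$, where $\psi_f(24)=0$. For the other terms put
\[
r(b)=\sum_{0<x<24}B_1\bigl(\tfrac{x}{24}\bigr)\psi_f\bigl(x+\tfrac{3b}{2}+b\sqrt2\bigr).
\]
The map $(x,b)\mapsto(24-x,48-b)$ takes $\alpha$ to $-\alpha\bmod24$, so $r(48-b)=-r(b)$; and $x\mapsto24-x$ gives $r(0)=0$. So the $B_1B_1$-terms sum to $2\sum_{b=1}^{23}\frac{b-24}{48}r(b)$. Pair $x$ with $x+12$, using $B_1(\frac{x}{24})-B_1(\frac{x+12}{24})=-\frac12$ and $B_1(\frac{x}{24})+B_1(\frac{x+12}{24})=\frac{x-6}{12}$ (the term $x=12$ vanishes):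
\[
r(b)=-\tfrac12\sum_{0<x<12}\psi_f(\alpha)\quad(b\text{ odd}),\qquad r(b)=\sum_{0<x<12}\tfrac{x-6}{12}\,\psi_f(\alpha)\quad(b\text{ even}).
\]
The map $(x,b)\mapsto(12-x,24-b)$ takes $\alpha$ to $-\alpha\bmod24$, so $r(24-b)=r(b)$ for odd $b$ and $r(24-b)=-r(b)$ for even $b$; in particular $r(12)=0$. Pairing $b$ with $24-b$, the odd $b$ contribute $-\sum_{b=1,3,\dots,11}r(b)$ and the even $b$ contribute $\sum_{b=2,4,\dots,10}\frac{b-12}{12}r(b)$.

\emph{Odd $b$.} The table lists the $a$ with $0<a-3b/2<12$ and $\psi_f(\alpha)\ne0$, the exponents $e_3+e_2\bmod8$, and the sum $-2r(b)$.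
\[
\begin{array}{c|l|l|l}
b & a & e_3+e_2 & -2r(b)\\\hline
1 & 3,5,7,9,11,13 & 7,6,6,1,0,0 & 2+\zeta-2\zeta^2-\zeta^3\\
3 & 5,7,11,13 & 5,3,3,1 & 2\zeta^3\\
5 & 9,11,13,15,17,19 & 1,2,6,3,4,0 & \zeta+\zeta^3\\
7 & 11,13,15,17,19,21 & 2,6,5,0,4,3 & -\zeta+\zeta^3\\
9 & 17,19,23,25 & 7,1,1,3 & 2\zeta\\
11 & 17,19,21,23,25,27 & 2,2,3,0,0,1 & 2+\zeta+2\zeta^2+\zeta^3
\end{array}
\]
The last column adds up to $4\kappa$, so the odd $b$ contribute $2\kappa$.

\emph{Even $b$.}
\[
\begin{array}{c|l|l|l|l}
b & a & x-6 & e_3+e_2 & 12\,r(b)\\\hline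
2 & 5,7,9,11,13 & -4,-2,0,2,4 & 3,1,0,3,1 & 2(\zeta-\zeta^3)\\
4 & 7,9,11,13,15,17 & -5,-3,-1,1,3,5 & 1,2,7,5,6,3 & -6(\zeta+\zeta^2-\zeta^3)\\
6 & 11,13,17,19 & -4,-2,2,4 & 6,2,6,2 & 4\zeta^2\\
8 & 13,15,17,19,21,23 & -5,-3,-1,1,3,5 & 3,6,5,7,2,1 & 6(\zeta+\zeta^2-\zeta^3)\\
10 & 17,19,21,23,25 & -4,-2,0,2,4 & 5,7,4,5,7 & 2(\zeta-\zeta^3)
\end{array}
\]
The contribution is $-\frac1{12}$ times
\[
10r(2)+8r(4)+6r(6)+4r(8)+2r(10)=2(\zeta-\zeta^3)-2(\zeta+\zeta^2-\zeta^3)+2\zeta^2=0 .
\]
The total is $2\kappa+2\kappa+0=4\kappa$.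
\end{proof}

The right side of \eqref{eq:shintani} is a finite sum with rational weights, so the automorphism $\zeta\mapsto\zeta^{-1}$ gives $L(0,\psi^{-1})=4(1+\zeta^{-1}+\zeta^{-3})$. Modulo $\mathfrak{P}$ this is $1+g^7+g^5=-1$:
\begin{equation}\label{eq:unit}
L(0,\psi^{-1})\ \text{is a $\mathfrak{P}$-adic unit.}
\end{equation}
The inverse matters: $L(0,\psi)\equiv1+g+g^3=0\bmod\mathfrak{P}$.

\subsection{The class group of $N$}

\begin{corollary}\label{cor:class}
$\operatorname{Hom}_{\operatorname{Gal}(N/K_0)}(\operatorname{Cl}(N),\mathbb{F}_9(\bar\psi))=0$.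
\end{corollary}

\begin{proof}
Let $S$ be a finite set of places of $K_0$ containing the infinite places and those ramified in $N$, and let $\mathcal{T}$ be a finite set of primes disjoint from $S$ such that no root of unity $\ne1$ of $N$ is congruent to $1$ modulo all primes above $\mathcal{T}$. Let $\operatorname{Cl}^{\mathcal{T}}(N)$ be the ray class group of $N$ modulo the product of the primes above $\mathcal{T}$; it surjects onto $\operatorname{Cl}(N)$. The Stickelberger element $\Theta_{S,\mathcal{T}}=\sum_\tau\zeta_{S,\mathcal{T}}(\tau,0)\tau^{-1}$, summed over $\tau\in\operatorname{Gal}(N/K_0)$, is determined by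
\[
\chi(\Theta_{S,\mathcal{T}})=L_S(\chi^{-1},0)\prod_{\mathfrak{t}\in\mathcal{T}}\bigl(1-\chi^{-1}(\mathfrak{t})N\mathfrak{t}\bigr)
\]
for all characters $\chi$, where $L_S$ omits the Euler factors at $S$. By the theorem of Dasgupta and Kakde \cite{DK}, it annihilates $\operatorname{Cl}^{\mathcal{T}}(N)\otimes\mathbb{Z}[1/2]$.

Take $S=\{\infty_1,\infty_2,(\sqrt2),(3)\}$ and $\mathcal{T}=\{(3+\sqrt2)\}$, a prime of norm $7$. A root of unity congruent to $1$ modulo a prime above $7$ has order a power of $7$, hence is $1$ in $N$, which is unramified at $7$. The element $3+\sqrt2$ is totally positive, and the tables give $e_3+e_2=6+1$, so $\psi^{-1}((3+\sqrt2))=\zeta$. As $\psi$ is ramified at both finite primes of $S$, we get $\psi(\Theta_{S,\mathcal{T}})=L(0,\psi^{-1})(1-7\zeta)$. Here $1-7\zeta\equiv1-g=-i\ne0\bmod\mathfrak{P}$, so $\psi(\Theta_{S,\mathcal{T}})$ is a unit by \eqref{eq:unit}. If $f\colon\operatorname{Cl}(N)\to\mathbb{F}_9(\bar\psi)$ is equivariant, then $\Theta_{S,\mathcal{T}}$ acts on its image both as zero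 and as the nonzero scalar $\psi(\Theta_{S,\mathcal{T}})\bmod\mathfrak{P}$. So $f=0$.
\end{proof}

\subsection{Cohomology}

Let $S_0=\{2,3,\infty\}$; we use the same letter for the places above these in other fields.

\begin{proposition}\label{prop:coh}
\begin{enumerate}
\item $H^j(G_{S_0}(\mathbb{Q}),V')=0$ for all $j$.
\item $H^j(G_{S_0}(\mathbb{Q}),V)=0$ for $j\ne1$, and $H^1(G_{S_0}(\mathbb{Q}),V)\to H^1(\mathbb{Q}_3,V)$ is an isomorphism of two-dimensional spaces.
\item $H^j(G_{S_0}(K),V)=0$ for $j\ne1$, and $H^1(G_{S_0}(K),V)\to H^1(K_{v_i},V)$ is an isomorphism of two-dimensional spaces for $i=1,2$.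
\end{enumerate}
\end{proposition}

\begin{proof}
Both modules have $H^0=0$ by irreducibility. Since $[N:\mathbb{Q}]=16$ is prime to $3$, restriction to $N$ is injective on $H^1(G_{S_0}(\mathbb{Q}),V)$. It sends a class of $\ker^1_{S_0}(\mathbb{Q},V)$ to a $\operatorname{Gal}(N/\mathbb{Q})$-equivariant homomorphism $G_{S_0}(N)\to V$ that is trivial on a decomposition group at each place of $S_0$, hence by equivariance on all of them. Such a homomorphism is unramified everywhere and factors through $\operatorname{Cl}(N)$, so it is zero by Corollary~\ref{cor:class}. Thus $\ker^1_{S_0}(\mathbb{Q},V)=0$, and dually $\ker^2_{S_0}(\mathbb{Q},V')=0$.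

The local groups $H^2$ of $V$ and $V'$ vanish at $2$ by Proposition~\ref{prop:rho}(4), and at $3$ because they are dual to $H^0(\mathbb{Q}_3,V)=0$. So $H^2(G_{S_0}(\mathbb{Q}),V')=0$. The Euler characteristic formula gives $h^1=2-\dim V'^{\,c}=0$ for $V'$, which proves (1). In particular $\ker^1_{S_0}(\mathbb{Q},V')=0$, so $\ker^2_{S_0}(\mathbb{Q},V)=0$, then $H^2(G_{S_0}(\mathbb{Q}),V)=0$ and $h^1=2-\dim V^c=2$. Localization at $3$ is injective because $\ker^1_{S_0}(\mathbb{Q},V)=0$ and $H^1(\mathbb{Q}_2,V)=0$, and $H^1(\mathbb{Q}_3,V)$ has dimension $2$. This proves (2). By Shapiro's lemma $H^j(G_{S_0}(K),V)=H^j(G_{S_0}(\mathbb{Q}),V)\oplus H^j(G_{S_0}(\mathbb{Q}),V')$, the first summand being the image of restriction; with $K_{v_i}=\mathbb{Q}_3$ this gives (3).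
\end{proof}

\section{The curves and the tower}\label{sec:curves}

\subsection{Elliptic curves with $E[3]\cong V$}

The curves are rational points on a twist of the modular curve $X(3)$. Two things need proof: that the twist, a priori a conic, is $\mathbb{P}^1$, and that it has local points of the required kind at $v_1,v_2$.

\begin{proof}[Proof of Theorem~\ref{thm:A}(1)]
Since $\det\rho|_{G_K}=\chi_{-3}$, there is a $G_K$-equivariant perfect alternating pairing $e\colon V\times V\to\mu_3$; fix one. An isomorphism $V\cong E[3]$ is \emph{symplectic} if it carries $e$ to the Weil pairing. Let $L\supseteq K(\mu_3)$ be a finite Galois extension of $K$ over which $V$ is trivial. Over $L$, generalized elliptic curves in the sense of Deligne and Rapoport with a symplectic isomorphism $V\cong E[3]$ have no nontrivial automorphisms and are classified by a fine moduli scheme $\mathcal{X}\cong X(3)$. It is a smooth projective geometrically connected curve of genus $0$ with four geometric cusps, at which the universal curve is a N\'eron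 $3$-gon. Let $\underline{\omega}$ be the line bundle of invariant differentials of the universal curve. The group $\operatorname{Gal}(L/K)$ acts semilinearly on the moduli problem by $(E,\beta)\mapsto(E^\tau,\tau\beta\tau^{-1})$. By rigidity the action lifts uniquely, hence compatibly with composition, to the universal curve and to $\underline{\omega}$. Galois descent gives a curve $\mathcal{X}_\rho/K$ with the line bundle $\underline{\omega}$, and an open part $\mathcal{Y}_\rho$ that represents pairs (elliptic curve $E$, symplectic isomorphism $V\cong E[3]$) over $K$-schemes. The discriminant is a section of $\underline{\omega}^{12}$ that vanishes exactly at the four cusps, to order $3$. So $\deg\underline{\omega}=1$. By Riemann--Roch, $\underline{\omega}$ has a nonzero section, whose zero is a rational point, and $\mathcal{X}_\rho\cong\mathbb{P}^1_K$.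

Let $A_1\colon y^2=x^3-x$ and $A_2\colon y^2=x^3+4x$, the quotient of $A_1$ by the point $(0,0)$. The discriminants $2^6$ and $-2^{12}$ are units at $3$, and both curves have four points over $\mathbb{F}_3$, so $a_3=0$. By Proposition~\ref{prop:rho}(3) there is an isomorphism $V\cong A_1[3]$ over $K_{v_i}=\mathbb{Q}_3$, and it multiplies the pairings by $\pm1$. The isogeny $A_1\to A_2$ has degree $2$, so it is an isomorphism on $3$-torsion that multiplies the Weil pairings by $2=-1$. Hence for $A=A_1$ or $A=A_2$ there is a symplectic isomorphism, that is, a point $Q_i\in\mathcal{Y}_\rho(K_{v_i})$ with underlying curve $A$.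

Choose a generator of $\underline{\omega}$ near $Q_i$ over $K_{v_i}$. In characteristic $0$ it determines an equation $y^2=x^3+a_4x+a_6$ of the universal curve, with $a_4,a_6$ regular at $Q_i$. Scaling the generator by a constant $u$ multiplies $a_4,a_6$ by fourth and sixth powers, and two such equations of $A$ differ in this way; so we may assume that the fiber at $Q_i$ is the displayed equation of $A$. For $Q\in\mathcal{Y}_\rho(K_{v_i})$ close to $Q_i$, the values $a_4(Q),a_6(Q)$ are integral and congruent modulo $3$ to those of $A$, so the curve $E_Q$ has good reduction with the same reduced curve as $A$. By weak approximation on $\mathbb{P}^1$ there are infinitely many $Q\in\mathcal{Y}_\rho(K)$ close to $Q_1$ at $v_1$ and to $Q_2$ at $v_2$. The curves $E_Q/K$ satisfy $E_Q[3]\cong V|_{G_K}$ and have good reduction with $a_{v_i}=0$. The function $j$ has poles at the cusps, so it is not constant and takes each value finitely often.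
\end{proof}

From now on $E/K$ is any elliptic curve with $E[3]\cong V|_{G_K}$ and good reduction with $a_{v_i}=0$ at $v_1,v_2$.

\subsection{The extension $K_\infty/K$}\label{sec:tower}

\begin{lemma}\label{lem:tower}
Let $I_i\subset G$ be the inertia group of $v_i$. Then $G=I_1\times I_2$ with $I_i\cong\mathbb{Z}_3$. There is a unique prime $w_i$ of $K_\infty$ above $v_i$, and $K_{\infty,w_i}=\mathcal{K}_\infty$ is the maximal abelian pro-$3$ extension of $\mathbb{Q}_3$.
\end{lemma}

\begin{proof}
The field $K$ has class number $1$ and units $\pm1$. By class field theory the maximal abelian pro-$3$ extension of $K$ unramified outside $3$ has as its group the pro-$3$ part $(1+3\mathbb{Z}_3)^2$ of $(\mathbb{Z}_3^\times\times\mathbb{Z}_3^\times)/\{\pm1\}$, and the two factors are the inertia groups. This extension is $K_\infty$. Dividing the idele with component $1+\sqrt{-2}$ at $v_1$ by the principal idele $1+\sqrt{-2}$, we see that the Frobenius of $v_1$ in $G/I_1=I_2$ is the inverse of the projection to $1+3\mathbb{Z}_3$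 of $1+\sqrt{-2}\in K_{v_2}^\times$. In $K_{v_2}=\mathbb{Q}_3$ we have $\sqrt{-2}\equiv1\bmod3$, hence $\sqrt{-2}\equiv4\bmod9$ and $1+\sqrt{-2}\equiv5\bmod9$. The projection is $-(1+\sqrt{-2})\equiv4\bmod9$, a generator of $1+3\mathbb{Z}_3$. So the decomposition group of $v_1$ is $G$, and conjugating by $c$ gives the same for $v_2$. The maximal abelian pro-$3$ extension of $\mathbb{Q}_3$ has as its group the pro-$3$ completion $\mathbb{Z}_3^2$ of $\mathbb{Q}_3^\times$. A surjection $\mathbb{Z}_3^2\to\mathbb{Z}_3^2$ is bijective, so this extension equals both $K_{\infty,w_i}$ and $\mathcal{K}_\infty$.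
\end{proof}

So (H1)--(H3) hold with $F=F'=K$: the only primes above $3$ are $v_1,v_2$, we have $K_{v_i}=\mathbb{Q}_3$, and $\mathcal{K}_\infty=k_\infty M_\infty$ is unramified over $k_\infty$. Section~\ref{sec:local} applies at $v_i$ with $I=I_i$. Let $\gamma_1$ generate $I_1$, and let $\gamma_2=c\gamma_1c^{-1}$, a generator of $I_2$. The extension $K^{\mathrm{cyc}}/\mathbb{Q}$ is abelian and $K^{\mathrm{cyc}}/K$ is totally ramified at $v_1$, so $\gamma_1$ and $\gamma_2$ have the same image in $\Gamma$, a generator. Hence $H=\langle\gamma_1\gamma_2^{-1}\rangle$, and we are in the situation of Section~\ref{sec:idea} with $p=3$; we use its notation $T_i,\delta,\Lambda,\Omega,\mathfrak{q},R$. Let $K_n$ be the fixed field of $G^{3^n}$.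

\section{Four lines in global Iwasawa cohomology}\label{sec:global}

Put $V_\Omega=V\otimes\Omega^\sharp$, $\mathcal{A}=H^1(G_{S_0}(K),V_\Omega)$ and $\mathcal{V}_i=H^1(K_{v_i},V_\Omega)$. By Proposition~\ref{prop:coh}(3) and Section~\ref{sec:conv}, the complexes $R\Gamma(G_{S_0}(K),V_\Omega)$ and $R\Gamma(K_{v_i},V_\Omega)$ are free modules of rank $2$ in degree $1$. Thus $H^2(G_{S_0}(K),V_\Omega)=0$, the formation of $\mathcal{A}$ commutes with $\Omega\to\Omega/\delta=\mathbb{F}_3[[\Gamma]]$, and the localization maps $\operatorname{loc}_i\colon\mathcal{A}\to\mathcal{V}_i$ are isomorphisms, being so modulo the maximal ideal. Let $l_i^\pm\subset\mathcal{V}_i$ be the lines of Corollary~\ref{cor:lines} at $v_i$. We regard them as lines in $\mathcal{A}$ through $\operatorname{loc}_i$, and put $d_{\vec s}=[l_1^{s_1},l_2^{s_2}]$ for $\vec s=(s_1,s_2)$. This is the determinant of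
\[
\mathcal{A}\to\mathcal{V}_1/l_1^{s_1}\oplus\mathcal{V}_2/l_2^{s_2}.
\]
By Corollary~\ref{cor:lines}(2) the lines depend only on $V|_{G_{K_{v_i}}}$, so \emph{the elements $d_{\vec s}$ depend only on $\rho$, not on $E$}.

\begin{proposition}\label{prop:d}
The lines $l_i^\pm\subset\mathcal{A}$ satisfy \emph{(L1)} and \emph{(L2)}. Hence $d_{++},d_{--}\in\delta\Omega$, $d_{+-},d_{-+}\notin\delta\Omega$, and $d_{++},d_{--}$ are not both zero.
\end{proposition}

\begin{proof}
Condition (L1) is Corollary~\ref{cor:lines}(1). For (L2), note that $V$ is a $G_{\mathbb{Q}}$-module and the $K_n$ are Galois over $\mathbb{Q}$. So conjugation by $c$ defines additive bijections $c_*\colon\mathcal{A}\to\mathcal{A}$ and $c_*\colon\mathcal{V}_1\to\mathcal{V}_2$ with $\operatorname{loc}_2\circ c_*=c_*\circ\operatorname{loc}_1$. They satisfy $c_*(gx)=(cgc^{-1})c_*(x)$, so they exchange $T_1$ and $T_2$, and $c_*$ preserves $\delta\mathcal{A}$. We show that $c_*$ carries $l_1^\pm$ to $l_2^\pm$ and that it is the identity on $\mathcal{A}/\delta\mathcal{A}$;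 together these facts give (L2).

\emph{$c_*$ carries $l_1^\pm$ to $l_2^\pm$.} Let $\iota_1\colon\bar{\mathbb{Q}}\to\bar{\mathbb{Q}}_3$ be an embedding inducing $w_1$; then $\iota_2=\iota_1c^{-1}$ induces $w_2$. Let $V_j$ be $V$ with $h\in G_{\mathbb{Q}_3}$ acting through $\iota_j^{-1}h\iota_j\in G_K$; it is isomorphic to the $3$-torsion of $E\otimes_{K,\iota_j}\mathbb{Q}_3$. Since $\iota_2^{-1}h\iota_2=c(\iota_1^{-1}h\iota_1)c^{-1}$, the map $\rho(c)\colon V_1\to V_2$ is an isomorphism of $G_{\mathbb{Q}_3}$-modules. Identify $\mathcal{V}_j$ through $\iota_j$ with $\varprojlim H^1(k_nM_n,V_j)$. On cocycles $(c_*f)(\tau)=\rho(c)f(c^{-1}\tau c)$, so under these identifications $c_*$ is the map induced by $\rho(c)$. Corollary~\ref{cor:lines}(2) gives the claim.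

\emph{$c_*$ is the identity on $\mathcal{A}/\delta\mathcal{A}$.} Let $\mathbb{Q}_n$ be the layers of $\mathbb{Q}^{\mathrm{cyc}}$, so that $\Gamma=\operatorname{Gal}(\mathbb{Q}^{\mathrm{cyc}}/\mathbb{Q})$. By base change $\mathcal{A}/\delta\mathcal{A}=\varprojlim_nH^1(G_{S_0}(K\mathbb{Q}_n),V)$; the projection from $\mathcal{A}$ is corestriction, which commutes with $c_*$. By Shapiro's lemma this is the direct sum of $H^1(G_{S_0}(\mathbb{Q}),V\otimes\mathbb{F}_3[[\Gamma]]^\sharp)$ and $H^1(G_{S_0}(\mathbb{Q}),V'\otimes\mathbb{F}_3[[\Gamma]]^\sharp)$. The second summand vanishes, since the derived reduction $R\Gamma(G_{S_0}(\mathbb{Q}),V')$ of the complex computing it is acyclic by Proposition~\ref{prop:coh}(1). So every element is a system of classes restricted from the fields $\mathbb{Q}_n$. These fields are totally real, so $c\in G_{\mathbb{Q}_n}$, and a group acts trivially on its own cohomology.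

The last assertion is Lemma~\ref{lem:fourlines}.
\end{proof}

\section{The Selmer groups over $K_\infty$}\label{sec:selmer}

The module $\mathcal{A}$ sees only $E[3]$ and the primes of $S_0$, whereas the Selmer group involves $E[3^\infty]$ and the primes of bad reduction, over which we have no control. The point of this section is that these primes disappear after localization at $\mathfrak{q}$.

\begin{lemma}\label{lem:sigma}
In the setting of Section~\ref{sec:setting}, let $w\nmid p$ be a prime of $F_\infty$ above $\Sigma$. Then $J_w^{\vec s}=H^1(F_{\infty,w},E[p^\infty])$. The group $\operatorname{Sel}^{\vec s}(E/F_\infty)$ does not depend on $\Sigma$.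
\end{lemma}

\begin{proof}
At archimedean $w$ the cohomology vanishes, as $p$ is odd. For a finite extension $L$ of $\mathbb{Q}_\ell$, $\ell\ne p$, the group $E(L)$ has a pro-$\ell$ subgroup of finite index, so $E(L)\otimes\mathbb{Q}_p/\mathbb{Z}_p=0$. This gives the first claim. Let $q\nmid p$ be a finite prime of $F$. Its Frobenius acts on $\mu_{p^\infty}$ through $Nq$, which has infinite order in $\mathbb{Z}_p^\times$; so $q$ is finitely decomposed in $F^{\mathrm{cyc}}$, and $F_{\infty,w}$ contains the unramified $\mathbb{Z}_p$-extension of $F_q$ for $w\mid q$. Hence the maximal unramified extension of $F_{\infty,w}$ has a Galois group of pro-order prime to $p$. If $E$ has good reduction at $q$, a class with values in the unramified module $E[p^\infty]$ is therefore trivial at $w$ if and only if it is unramified at $w$. So adding $q$ to $\Sigma$ does not change the Selmer group.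
\end{proof}

We may thus assume that $\Sigma$ contains the prime of $K$ above $2$. Write $X^{\vec s}=X^{\vec s}(E/K_\infty)$.

\begin{proposition}\label{prop:pres}
For every $\vec s$, the module $X^{\vec s}_{\mathfrak{q}}$ is the cokernel of a $2\times2$ matrix over $R$ whose determinant reduces modulo $3$ to $d_{\vec s}$ times a unit of $\Omega_{\mathfrak{q}}$.
\end{proposition}

\begin{proof}
Put $\mathbb{T}=T_3E\otimes\Lambda^\sharp$, so that $\mathbb{T}/3=V_\Omega$. Recall that $V^*(1)\cong V$ over $K$.

\emph{Step 1: a four-term sequence for $X^{\vec s}$.} Take the inverse limit over $n,m$ of the Poitou--Tate sequences of $E[3^m]$ over $K_n$; the groups are finite, so the limit is exact: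
\begin{equation}\label{eq:PT}
H^1(G_\Sigma(K),\mathbb{T})\to\bigoplus_{v\in\Sigma}H^1(K_v,\mathbb{T})\to H^1(G_\Sigma(K_\infty),E[3^\infty])^\vee\to H^2(G_\Sigma(K),\mathbb{T}).
\end{equation}
Here $H^1(K_v,\mathbb{T})$ is dual to $\mathcal{H}_v=\varinjlim_n\bigoplus_{v'\mid v}H^1(K_{n,v'},E[3^\infty])$. A global class vanishes in $\mathcal{H}_v$ if and only if it vanishes in $H^1(K_{\infty,w},E[3^\infty])$ for all $w\mid v$, although there may be infinitely many such $w$. Indeed, suppose the class comes from $K_n$ and vanishes at all $w$. Fix a place $v'$ of $K_n$ above $v$ and $w\mid v'$. The class vanishes at the place of some $K_m$ below $w$; being fixed by $\operatorname{Gal}(K_m/K_n)$, it vanishes at all places of $K_m$ above $v'$. There are finitely many $v'$, so one $m$ serves for all.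

At $v_i$ we have $\mathcal{H}_{v_i}=H^1(\mathcal{K}_\infty,E[3^\infty])$, and the local condition is the subgroup $W_i^{s_i}$ of Section~\ref{sec:local}. By Lemma~\ref{lem:sigma}, the Selmer group is the kernel of the map to $\bigoplus_i\mathcal{H}_{v_i}/W_i^{s_i}\oplus\bigoplus_{v\nmid3}\mathcal{H}_v$. So $X^{\vec s}$ is the quotient of the third term of \eqref{eq:PT} by the image of the submodule $\bigoplus_i(W_i^{s_i})^\perp\oplus\bigoplus_{v\nmid3}H^1(K_v,\mathbb{T})$ of the second term. Dividing the second term by this submodule and the third by its image preserves exactness, and $H^1(K_{v_i},\mathbb{T})/(W_i^{s_i})^\perp=(W_i^{s_i})^\vee$. We obtain the exact sequence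
\begin{equation}\label{eq:four}
H^1(G_\Sigma(K),\mathbb{T})\to(W_1^{s_1})^\vee\oplus(W_2^{s_2})^\vee\to X^{\vec s}\to H^2(G_\Sigma(K),\mathbb{T}).
\end{equation}
The second term is free of rank $2$ over $\Lambda$ by Proposition~\ref{prop:W}(1). Its reduction modulo $3$ is $\bigoplus_i(W_i^{s_i}[3])^\vee=\bigoplus_i\mathcal{V}_i/l_i^{s_i}$, compatibly with the maps induced by $\mathbb{T}\to V_\Omega$, since $H^1(K_{v_i},\mathbb{T})\to\mathcal{V}_i$ is dual to the inclusion of $H^1(\mathcal{K}_\infty,E[3])$ in $H^1(\mathcal{K}_\infty,E[3^\infty])$.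

\emph{Step 2: $R\Gamma(K_q,V_\Omega)_{\mathfrak{q}}=0$ for finite $q\in\Sigma$, $q\nmid6$.} The base change of $R\Gamma(K_q,V_\Omega)$ to $\mathbb{F}_3[[\Gamma]]$ is $R\Gamma(K_q,V\otimes\mathbb{F}_3[[\Gamma]]^\sharp)$, whose $H^j$ is dual to $\bigoplus_{w\mid q}H^{2-j}(K^{\mathrm{cyc}}_w,V)$. The sum is finite because $q$ is finitely decomposed in $K^{\mathrm{cyc}}$. Each summand is finite: the inertia group $I_q$ has pro-index prime to $3$ in the absolute Galois group of $K_w^{\mathrm{cyc}}$, so the summand embeds in $H^{2-j}(I_q,V)$; and $I_q$ is an extension of $\mathbb{Z}_3$ by a group of pro-order prime to $3$ and acts trivially on $V$, so $H^{2-j}(I_q,V)=H^{2-j}(\mathbb{Z}_3,V)$. Finite modules die in the residue field $\operatorname{Frac}\mathbb{F}_3[[\Gamma]]$ of $\Omega_{\mathfrak{q}}$. So the derived reduction of the perfect complex $R\Gamma(K_q,V_\Omega)_{\mathfrak{q}}$ is acyclic, and the complex is acyclic.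

\emph{Step 3: $H^2(G_\Sigma(K),\mathbb{T})_{\mathfrak{q}}=0$.} Since $H^3=0$, we have $H^2(G_\Sigma(K),\mathbb{T})/3=H^2(G_\Sigma(K),V_\Omega)$, and by Nakayama's lemma it suffices to show that the latter vanishes at $\mathfrak{q}$. The kernel of its localization map to $\bigoplus_{v\in\Sigma}H^2(K_v,V_\Omega)$ is $\varprojlim\ker^2_\Sigma(K_n,V)$, dual to $\varinjlim\ker^1_\Sigma(K_n,V)$. A class in $\ker^1_\Sigma(K_n,V)$ is unramified outside $S_0$, as is $V$, so $\ker^1_\Sigma(K_n,V)\subseteq\ker^1_{S_0}(K_n,V)$; and $\varinjlim\ker^1_{S_0}(K_n,V)$ is dual to a submodule of $H^2(G_{S_0}(K),V_\Omega)=0$. So the localization map is injective. The local terms vanish at $v_i$ by Section~\ref{sec:global}. At the prime above $2$, with completion $K_2$, we have $H^j(K_2,V)=H^j(\mathbb{Q}_2,V)\oplus H^j(\mathbb{Q}_2,V')=0$, so $R\Gamma(K_2,V_\Omega)=0$. At the other $q$ the terms vanish at $\mathfrak{q}$ by Step~2.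

\emph{Step 4: $\mathbb{A}=H^1(G_\Sigma(K),\mathbb{T})_{\mathfrak{q}}$ satisfies $\mathbb{A}/3=\mathcal{A}_{\mathfrak{q}}$.} By Step~3 and the cohomology sequence of $0\to\mathbb{T}\to\mathbb{T}\to V_\Omega\to0$, we have $\mathbb{A}/3=H^1(G_\Sigma(K),V_\Omega)_{\mathfrak{q}}$. The kernel of $G_\Sigma(K)\to G_{S_0}(K)$ is the closed normal subgroup generated by the inertia groups $I_q$, $q\in\Sigma$, $q\nmid6\infty$, and it acts trivially on $V_\Omega$. By inflation--restriction,
\[
0\to\mathcal{A}\to H^1(G_\Sigma(K),V_\Omega)\to\bigoplus_qH^1(I_q,V_\Omega)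
\]
is exact. The last map factors through $\bigoplus_qH^1(K_q,V_\Omega)$, which vanishes at $\mathfrak{q}$ by Step~2. Localization is exact, so $\mathcal{A}_{\mathfrak{q}}=H^1(G_\Sigma(K),V_\Omega)_{\mathfrak{q}}$.

\emph{Conclusion.} By Step~4 and Nakayama's lemma, $\mathbb{A}$ is generated by two elements that lift a basis of $\mathcal{A}_{\mathfrak{q}}$. Localizing \eqref{eq:four} and using Step~3, $X^{\vec s}_{\mathfrak{q}}$ is the cokernel of $R^2\to\mathbb{A}\to R^2$. Modulo $3$ this map is $\mathcal{A}_{\mathfrak{q}}\to\bigoplus_i(\mathcal{V}_i/l_i^{s_i})_{\mathfrak{q}}$, with determinant $d_{\vec s}$ up to a unit.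
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}(2)]
By Proposition~\ref{prop:d} there is a sign $s$ with $d_{ss}\ne0$, and the choice can be made from $\rho$ alone. The element $d_{ss}$ lies in $\delta\Omega$, so in $\Omega_{\mathfrak{q}}$ it is neither zero nor a unit. Proposition~\ref{prop:pres} and Lemma~\ref{lem:square}(2) finish the proof. The stated properties of $\rho$ are in Section~\ref{sec:rho}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(1)]
For mixed signs $d_{\vec s}\notin\delta\Omega$ by Proposition~\ref{prop:d}, so $d_{\vec s}$ is a unit of $\Omega_{\mathfrak{q}}$. Apply Proposition~\ref{prop:pres} and Lemma~\ref{lem:square}(1).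
\end{proof}

\begin{remark}
For both equal sign vectors $d_{\vec s}$ is a nonunit of $\Omega_{\mathfrak{q}}$, so $X^{\vec s}_{\mathfrak{q}}\ne0$, and $X^{\vec s}$ itself is not finitely generated over $\mathbb{Z}_3[[H]]$ by Lemma~\ref{lem:criterion}(1). Only the passage to $X^{\vec s}/X^{\vec s}[3^\infty]$ needs $d_{\vec s}\ne0$.
\end{remark}

\section{Extensions of rank $d\ge2$}\label{sec:higher}

To raise $d$ we need a base field $F$ with more $\mathbb{Z}_3$-extensions. We choose $F$ so that nothing changes locally at $3$; then the dual Selmer group over $K_\infty$ is a quotient of the one over $F_\infty$.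

\begin{proof}[Proof of Theorem~\ref{thm:B}(2)]
Take $F'=K$ and $E$ as in Theorem~\ref{thm:A}. Let $F/K$ be an extension of degree $d-1$ in which $v_1$ and $v_2$ split completely: adjoin a root of a monic polynomial of degree $d-1$ that is close to a product of distinct linear factors at $v_1$ and $v_2$ (so that it splits there by Hensel's lemma) and Eisenstein at another prime. The prime $v_1$ splits completely in $F\cap K_\infty$ and has decomposition group $G$ in $K_\infty/K$, so $F\cap K_\infty=K$ and $\operatorname{Gal}(FK_\infty/F)=G$. The field $F$ has $d-1$ complex places, so the compositum of its $\mathbb{Z}_3$-extensions has group $\mathcal{G}\cong\mathbb{Z}_3^e$ with $e\ge d$. The surjection $\mathcal{G}\to G\cong\mathbb{Z}_3^2$ splits; dividing $\mathcal{G}$ by a direct summand of rank $e-d$ of its kernel gives a $\mathbb{Z}_3^d$-extension $F_\infty/F$ containing $FK_\infty$, hence $F^{\mathrm{cyc}}=FK^{\mathrm{cyc}}$. For $w\mid u\mid v_i$ we have $F_u=\mathbb{Q}_3$, and $F_{\infty,w}$ is an abelian pro-$3$ extension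 of $\mathbb{Q}_3$ containing $\mathcal{K}_\infty$; so $F_{\infty,w}=\mathcal{K}_\infty$ by Lemma~\ref{lem:tower}. Thus (H1)--(H3) hold.

Let $\vec s=(s,s)$ be as in Theorem~\ref{thm:A}(2), and let $\vec t$ be the sign vector with $t_u=s$ for all primes $u\mid3$ of $F$. By Lemma~\ref{lem:sigma} we may compute the Selmer group over $K_\infty$ with a set $\Sigma$ containing the primes ramified in $F/K$, and the one over $F_\infty$ with the primes above $\Sigma$. As $F_\infty/F$ is unramified outside $3$, we have $G_\Sigma(F_\infty)\subseteq G_\Sigma(K_\infty)$. Restriction maps $\operatorname{Sel}^{\vec s}(E/K_\infty)$ to $\operatorname{Sel}^{\vec t}(E/F_\infty)$: above $3$ the local conditions are the same subgroups $W_i^s$ of $H^1(\mathcal{K}_\infty,E[3^\infty])$, and elsewhere they are local triviality.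

This map is injective. Let $\tilde L$ be the Galois closure of $F_\infty$ over $K$, the compositum of the conjugates $\tau F_\infty$, $\tau\in G_K$. For an embedding $\iota_1\colon\bar{\mathbb{Q}}\to\bar{\mathbb{Q}}_3$ inducing $v_1$ on $K$, each field $\iota_1\tau(F_\infty)\mathbb{Q}_3$ is some $F_{\infty,w}$ with $w\mid v_1$, hence equals $\mathcal{K}_\infty$. So $\iota_1(\tilde L)\subseteq\mathcal{K}_\infty$, and $E(\tilde L)[3]=0$ by Lemma~\ref{lem:torsion}(2). The kernel of restriction to $F_\infty$ lies in the kernel of restriction to $\tilde L$, which is $H^1(\operatorname{Gal}(\tilde L/K_\infty),E(\tilde L)[3^\infty])=0$.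

Dually there is a surjection $X^{\vec t}(E/F_\infty)\to X^{\vec s}(E/K_\infty)$, compatible with $\operatorname{Gal}(F_\infty/F)\to G$. It maps $3$-power torsion to $3$-power torsion, so it induces a surjection of the quotients by $3$-power torsion. The group $H_F=\operatorname{Gal}(F_\infty/F^{\mathrm{cyc}})$ acts on $X^{\vec s}(E/K_\infty)$ through its image in $G$, which lies in $H$. If $X^{\vec t}(E/F_\infty)/X^{\vec t}(E/F_\infty)[3^\infty]$ were finitely generated over $\mathbb{Z}_3[[H_F]]$, then $X^{\vec s}(E/K_\infty)/X^{\vec s}(E/K_\infty)[3^\infty]$ would be finitely generated over $\mathbb{Z}_3[[H]]$, contrary to Theorem~\ref{thm:A}(2).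
\end{proof}

\begin{thebibliography}{9}

\bibitem{DK}
Dasgupta and Kakde, \emph{On the Brumer--Stark conjecture}, Ann. of Math. \textbf{197} (2023).

\bibitem{FK}
Fukaya and Kato, \emph{A formulation of conjectures on $p$-adic zeta functions in non-commutative Iwasawa theory}.

\bibitem{Honda}
Honda, J. Math. Soc. Japan \textbf{22} (1970).

\bibitem{Kob}
Kobayashi, Invent. Math. \textbf{152} (2003).

\bibitem{LL}
Antonio Lei and Meng Fai Lim, \emph{Akashi series and Euler characteristics of signed Selmer groups of elliptic curves with semistable reduction at primes above $p$}, arXiv:2001.09304 (2020).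

\bibitem{Shi}
Shintani, J. Fac. Sci. Univ. Tokyo \textbf{23} (1976).

\end{thebibliography}
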